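# Two congruences modulo $p^2$ for a double binomial sum

## 1. The sums for $p=5$, $p=7$ and $p=11$

Put $\varrho=-\frac{25}{16}$ and
$$s_n=\sum_{k=0}^n\frac{\binom{2k}{k}^2\binom{2n-2k}{n-k}^2}{\binom nk}\,\varrho^k .$$
The first values are
$$s_0=1,\quad s_1=4+4\varrho,\quad s_2=36+8\varrho+36\varrho^2,\quad s_3=400+48\varrho+48\varrho^2+400\varrho^3,$$
$$s_4=4900+400\varrho+216\varrho^2+400\varrho^3+4900\varrho^4,$$
$$s_5=252^2(1+\varrho^5)+3920(\varrho+\varrho^4)+1440(\varrho^2+\varrho^3).$$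
For a prime $p>3$ form
$$\Sigma_1=\sum_{n=0}^{p-1}\frac{182n+31}{576^n}\binom{2n}{n}s_n,\qquad \Sigma_2=\sum_{n=0}^{p-1}\frac{1}{576^n}\binom{2n}{n}s_n .$$
For $n<p$ the number $\binom nk$ is prime to $p$, and $576=2^6\cdot 3^2$, so both sums are *$p$-integral*: rational with denominator prime to $p$. For $p$-integral $a,b$ we write $a\equiv b\pmod{p^r}$ if $(a-b)/p^r$ is $p$-integral.

*The prime $5$, modulo $25$.* Here $576\equiv1$ and $\varrho\equiv0$, so $s_n\equiv\binom{2n}n^2$, and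
$$\Sigma_2\equiv\sum_{n\le4}\tbinom{2n}n^3\equiv1+8+216+0+0=225\equiv0 .$$
Since $182n+31\equiv7n+6$, we get $\Sigma_1\equiv6+13\cdot8+20\cdot216=4430\equiv5$.

*The prime $7$, modulo $49$.* Here $\frac1{576}\equiv4$, $\varrho\equiv26$, $\varrho^2\equiv39$, $\varrho^3\equiv34$. The products $\binom{2n}ns_n$ are as follows.

- $n=0$: $1$.
- $n=1$: $2(4+4\varrho)\equiv20$.
- $n=2$: $6\,(36+8\varrho+36\varrho^2)\equiv6\cdot31\equiv39$.
- $n=3$: $20\,(400(1+\varrho^3)+48(\varrho+\varrho^2))\equiv20\cdot19\equiv37$.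
- $n=4$: $70s_4$, and modulo $7$ (where $\varrho\equiv5$, $\varrho^2\equiv4$, $\varrho^3\equiv6$) $s_4\equiv5+6\cdot4+6\equiv0$. So the product is $0$.
- $n=5$: $252s_5$; $7\mid252$, and modulo $7$ only $1440(\varrho^2+\varrho^3)\equiv5\cdot10\equiv1$ survives in $s_5$.
- $n=6$: $924s_6$; $7\mid924$, and modulo $7$ only the term $\frac{20^4}{20}\varrho^3=8000\varrho^3\equiv6\cdot6\equiv1$ survives in $s_6$, because $\binom{12}6,\binom{10}5,\binom84$ are divisible by $7$.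

The terms of $\Sigma_1$ are $31$; $17\cdot4\cdot20\equiv37$; $3\cdot16\cdot39\equiv10$; $38\cdot15\cdot37\equiv20$; $0$; $252\cdot3\cdot2\equiv42$; $924\cdot3\cdot1\equiv28$. Hence $\Sigma_1\equiv168\equiv21\pmod{49}$.

*The prime $11$, $\Sigma_2$ modulo $11$ only.* Here $\frac1{576}\equiv3$, and $\varrho,\dots,\varrho^5\equiv6,3,7,9,10$. For $6\le n\le10$ we have $11\mid\binom{2n}n$. The terms for $n=0,\dots,5$ are
$$1,\quad 3\cdot(2\cdot6)\equiv3,\quad 9\cdot(6\cdot5)\equiv6,\quad 5\cdot(9\cdot2)\equiv2,\quad4\cdot(4\cdot2)\equiv10,\quad 1\cdot(10\cdot6)\equiv5,$$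
where $s_1\equiv6$, $s_2\equiv5$, $s_3\equiv2$, $s_4\equiv2$, $s_5\equiv6$. So $\Sigma_2\equiv27\equiv5\pmod{11}$.

Now look at the values. With the Legendre symbol $\left(\frac{\cdot}{p}\right)$, the expression $\frac p2\bigl(63\left(\frac{-1}p\right)-1\bigr)$ is $155\equiv5\pmod{25}$ for $p=5$ and $-224\equiv21\pmod{49}$ for $p=7$, the values of $\Sigma_1$. For $p=5$, a nonresidue modulo $7$, $\Sigma_2\equiv0\pmod{25}$. For $p=11=2^2+7\cdot1^2$, $4\cdot2^2-2\cdot11\equiv5\pmod{11}$, the value of $\Sigma_2$. Do these patterns hold for all $p$, modulo $p^2$? This is conjectured in Zhi-Wei Sun, "Some new series for $1/\pi$ motivated by congruences", arXiv:2009.04379 (2020). The answer is yes.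

**Theorem 1.** For every prime $p>3$,
$$\Sigma_1\equiv\frac p2\Bigl(63\Bigl(\frac{-1}p\Bigr)-1\Bigr)\pmod{p^2}.$$
For $p>3$, $p\ne7$: $\Sigma_2\equiv4x^2-2p\pmod{p^2}$ if $\left(\frac p7\right)=1$ and $p=x^2+7y^2$ $(x,y\in\mathbb Z)$, and $\Sigma_2\equiv0\pmod{p^2}$ if $\left(\frac p7\right)=-1$.

The computations above settle $p=5$ (both congruences) and $p=7$ (the first; the second makes no claim there). Two further results come out of the proof. For $k,j\ge0$ and $n=k+j$ put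
$$a_{k,j}=\frac{\binom{2n}{n}\binom{2k}{k}^2\binom{2j}{j}^2}{64^n\binom nk}=\frac{(\frac12)_{n}}{n!^2}\,\frac{(\frac12)_k^2(\frac12)_j^2}{k!\,j!},$$
where $(z)_k=z(z+1)\cdots(z+k-1)$; the two forms agree since $\binom{2k}k=4^k(\frac12)_k/k!$. As $64/576=\frac19$,
$$\Sigma_2=\sum_{n<p}\sum_{k+j=n}a_{k,j}X_*^kY_*^j,\quad \Sigma_1=\sum_{n<p}\sum_{k+j=n}(182n+31)a_{k,j}X_*^kY_*^j,\qquad X_*=-\tfrac{25}{144},\ Y_*=\tfrac19 .$$

**Theorem 2.** Let $p>3$, $c\in\mathbb Z_p$, $p\nmid c+1$, $X=-\frac{c^2}{4(c+1)}$, $Y=\frac{c-1}{c+1}$. Then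
$$\sum_{n=0}^{p-1}\sum_{k+j=n}\bigl(4cn+(4-2c)k+c\bigr)a_{k,j}X^kY^j\equiv c\,p\left(\frac{-(c+1)}p\right)\pmod{p^2}.$$

For $c=\frac54$ we have $(X,Y)=(X_*,Y_*)$; after multiplication by $4$ the weight is $20n+6k+5$ and the right side is $5p\left(\frac{-1}p\right)$. For $c=1$ we have $X=-\frac18$, $Y=0$, and the statement is $\sum_{n<p}(6n+1)\binom{2n}n^3\frac{1}{64^n}(-\frac18)^n\equiv p\left(\frac{-2}p\right)$. For $p=5$, modulo $25$, the left side is $1-7\cdot\frac1{64}+13\cdot\frac{216}{4096\cdot64}\equiv1+12+7=20$, and the right side is $-5$.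

Theorem 3, in Section 8, describes $\sum a_{k,j}X^kY^j$ modulo $p^2$ along the whole curve $c\mapsto(X,Y)$ by Legendre polynomials.

## 2. Terminating coefficients and formal symbols

Fix a prime $p>3$ and put $m=\frac{p-1}2$, $q=\frac{2^{p-1}-1}p$, $H_k=\sum_{i=1}^k\frac1i$, $O_k=\sum_{i=0}^{k-1}\frac1{2i+1}$. Pairing $i$ with $p-i$ gives $H_{p-1}\equiv0\pmod p$. From $\frac1p\binom pi\equiv\frac{(-1)^{i-1}}i$ and $2^p-2=\sum_{0<i<p}\binom pi$,
$$2q\equiv\sum_{i<p}\frac{(-1)^{i-1}}i=H_{p-1}-H_m\equiv-H_m\pmod p .$$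
Hence, modulo $p^2$,
$$\tbinom{2m}m=\prod_{i\le m}\tfrac{p-i}i=(-1)^m\prod_{i\le m}\bigl(1-\tfrac pi\bigr)\equiv(-1)^m(1+2pq)\equiv(-1)^m16^m,\qquad 4^m=1+pq.\tag{2.1}$$

**Step 1: make the sums terminate.** The aim is to replace $a_{k,j}$ by coefficients that vanish outside a square and satisfy clean recursions. Put
$$T(k,j)=\frac{(\frac12)_{k+j}}{(k+j)!^2}\,\frac{(-m)_k(m+1)_k(-m)_j(m+1)_j}{k!\,j!}\quad(0\le k,j\le m),$$
and $T(k,j)=0$ for all other pairs of integers. Since $(i-m)(i+m+1)=(i+\frac12)^2-\frac{p^2}4$, we have $T(k,j)\equiv a_{k,j}\pmod{p^2}$ for $k,j\le m$; the denominators are units because $k+j\le p-1$. If $k+j\le p-1$ and $k>m$, then $p\mid(\frac12)_k$, so $a_{k,j}\equiv0\pmod{p^2}$; likewise if $j>m$. So with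
$$g(X,Y)=\sum_{k,j}T(k,j)X^kY^j,\qquad g_1(X,Y)=\sum_{k,j}(k+j)T(k,j)X^kY^j$$
we have
$$\Sigma_2\equiv g,\qquad\Sigma_1\equiv182\,g_1+31\,g\quad\text{at }(X_*,Y_*)\pmod{p^2}.\tag{2.2}$$
Also $p\mid T(k,j)$ if $k+j>m$, because of the factor $(\frac12)_{k+j}$. Example: for $p=5$, $T(1,0)=\frac12\cdot(-2)\cdot3=-3$ and $a_{1,0}=\frac18\equiv22\equiv-3\pmod{25}$.

**Rings and symbols.** A polynomial over $\mathbb Z/p^2$ that is nonzero modulo $p$ is not a zero divisor: if $AB=0$ and $A\not\equiv0\pmod p$, then $B\equiv0\pmod p$, say $B=pB_1$, so $AB_1\equiv0\pmod p$ and $B_1\equiv 0\pmod p$. We write $(\mathbb Z/p^2)(f)$ for the ring obtained from $(\mathbb Z/p^2)[f]$ by inverting all such polynomials. Its reduction modulo $p$ is $\mathbb F_p(f)$, and an element vanishing modulo $p$ is $p$ times a well-defined element of $\mathbb F_p(f)$. A symbol $M^{-1/2}$ is formal, with $D(M^{-1/2})=-\frac12\frac{DM}M M^{-1/2}$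 for a derivation $D$, and a symbol $\log z$ is formal with $D\log z=\frac{Dz}z$. Example: with $\vartheta=t\frac d{dt}$, $\vartheta\bigl(t^{-1/2}(1+t)\bigr)=t^{-1/2}\bigl(t-\frac12(1+t)\bigr)$.

## 3. Two partial differential equations modulo $p^2$

Let $U,V$ be indeterminates, $\theta_1=U\partial_U$, $\theta_2=V\partial_V$, $E=\theta_1+\theta_2$, and
$$I=U^{-1/2}g(1/U,-V/U)=\sum_{k,j}(-1)^jT(k,j)\,U^{-k-j-1/2}V^j .$$
With $n=k+j$, the definition of $T$ gives for all $k,j\ge0$, modulo $p^2$,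
$$(k+1)(n+1)^2T(k+1,j)\equiv(n+\tfrac12)(k+\tfrac12)^2T(k,j),\quad(j+1)(n+1)^2T(k,j+1)\equiv(n+\tfrac12)(j+\tfrac12)^2T(k,j).\tag{3.1}$$
(Exactly, $(k-m)(k+m+1)$ stands in place of $(k+\frac12)^2$; this is also right at the edge $k=m$.)

**Lemma 1.** Modulo $p^2$:

(A) $(E+1)(\partial_U-\partial_V)I=(E+\frac12)(\theta_1-\theta_2)I$;

(B) $\mathfrak BI=0$, where
$$\mathfrak B=V(2\theta_1+4\theta_2+3)\partial_U-U(4\theta_1+2\theta_2+3)\partial_V-V(2\theta_1+1)(E+\tfrac12)+U(2\theta_2+1)(E+\tfrac12)-(\theta_1-\theta_2).$$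

*Proof.* We compare coefficients of $(-1)^jU^{-n-1/2}V^j$, where $n=k+j$. On this monomial $\theta_1=-(n+\frac12)$, $\theta_2=j$, $E=-(k+\frac12)$.

*Equation (A).* The contributions to $\partial_UI$ and $\partial_VI$ come from the index pairs $(k-1,j)$ and $(k-1,j+1)$, and (A) reads
$$(\tfrac12-k)\bigl[(\tfrac12-n)T(k-1,j)+(j+1)T(k-1,j+1)\bigr]=k(n+j+\tfrac12)T(k,j).$$
For $k\le0$ both sides are $0$. Let $k\ge1$. If $p\nmid n$, multiply by $n^2$ and use (3.1) at $(k-1,j)$: the left side becomes $(k-\frac12)(n-\frac12)T(k-1,j)\bigl[n^2-(j+\frac12)^2\bigr]$, the right side $(n+j+\frac12)(n-\frac12)(k-\frac12)^2T(k-1,j)$. They agree, since $n^2-(j+\frac12)^2=(k-\frac12)(n+j+\frac12)$. If $p\mid n$, then $n\ge p$, so $T(k,j)=T(k-1,j+1)=0$, and $T(k-1,j)\ne0$ only for $n=p$, $(k,j)=(m+1,m)$. Then the left side is $-\frac p2(\frac12-n)T(m,m)\equiv0$, as $p\mid T(m,m)$.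

*Equation (B).* It reads
$$(n-\tfrac12)(4j-2n-2)T(k,j-1)+(j+1)(2j-4n-3)T(k,j+1)+2n(k+1)T(k+1,j-1)$$
$$-(2j+1)(k+1)T(k+1,j)+(n+j+\tfrac12)T(k,j)=0 .$$
For instance, in the first term $V$ raises the monomial $U^{-n-1/2}V^{j-1}$, on which $2\theta_1+4\theta_2+3=4j-2n-2$. For $k<0$ everything vanishes (at $k=-1$ by the factors $k+1$), and likewise for $j<0$. Let $k,j\ge0$.

*First and third terms.* For $j\ge1$ and $p\nmid n$ put $S_0=T(k,j-1)(n-\frac12)/n^2$. By (3.1) at $(k,j-1)$ the two terms sum to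
$$2nS_0\bigl[n(2j-n-1)+(k+\tfrac12)^2\bigr]=2nS_0(j-\tfrac12)^2=2nj\,T(k,j),$$
where we inserted $k=n-j$. If $j\ge1$ and $p\mid n$, then $T(k+1,j-1)=T(k,j)=0$, and $T(k,j-1)\ne0$ only for $(k,j)=(m,m+1)$, where $4j-2n-2=0$. For $j=0$ both sides are $0$. So the sum is $2nj\,T(k,j)$ in every case.

*Second and fourth terms.* If $p\nmid n+1$, (3.1) gives the sum
$$T(k,j)\frac{(n+\frac12)(j+\frac12)}{(n+1)^2}\bigl[(2j-4n-3)(j+\tfrac12)-2(k+\tfrac12)^2\bigr]=-2(n+\tfrac12)(j+\tfrac12)T(k,j),$$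
since the bracket is $-2(n+1)^2$ for $k=n-j$. If $p\mid n+1$, then $T(k,j+1)=T(k+1,j)=0$, and $-2(n+\frac12)(j+\frac12)T(k,j)\equiv0$ too: only $k=j=m$ matters, where $j+\frac12=\frac p2$ and $p\mid T(m,m)$.

The total is $T(k,j)\bigl[2nj-2(n+\frac12)(j+\frac12)+n+j+\frac12\bigr]=0$. $\square$

**Step 2: symmetric coordinates.** Equation (B) is clumsy; the aim is to replace it by one with polynomial coefficients in $\sigma=U+V$, $\tau=-UV$. Put $\Delta=U-V$ and work over $R=(\mathbb Z/p^2)[U^{\pm1},V,\Delta^{-1}]$. From $\partial_U=\partial_\sigma-V\partial_\tau$, $\partial_V=\partial_\sigma-U\partial_\tau$,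
$$\mathsf P:=\partial_U-\partial_V=\Delta\partial_\tau,\quad\mathsf Q:=\theta_1-\theta_2=\Delta\partial_\sigma,\quad E=\sigma\partial_\sigma+2\tau\partial_\tau,\quad E\Delta=\Delta(E+1),$$
the last as operators. The derivations $\partial_\sigma=\Delta^{-1}\mathsf Q$ and $\partial_\tau=\Delta^{-1}\mathsf P$ of $R$ commute: their commutator kills $\sigma,\tau$, hence $\Delta$ (as $\Delta^2=\sigma^2+4\tau$), hence $U,V$. So (A) becomes
$$(E+\tfrac32)I_\sigma=(E+2)I_\tau .\tag{3.2}$$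
Put
$$\mathfrak D=\mathcal A\,\partial_\sigma\partial_\tau+\mathcal B\,\partial_\tau^2+(\tfrac12+\tfrac\sigma4)\partial_\sigma+(-2+\tfrac74(\sigma+\tau))\partial_\tau+\tfrac18,$$
$$\mathcal A=\tau-\sigma+\sigma^2+\tfrac{\sigma\tau}2,\qquad\mathcal B=-2\tau+\tau^2+\tfrac32\sigma\tau .$$
We claim
$$\Delta\,\mathfrak D=(E+\tfrac12)\mathsf Q-(E+1)\mathsf P+\tfrac14\mathfrak B,\tag{3.3}$$
so that Lemma 1 gives $\mathfrak DI=0$ modulo $p^2$.

*Right side of (3.3).* Expanding,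
$$(E+\tfrac12)\mathsf Q=U^2\partial_U^2-V^2\partial_V^2+\tfrac32(U\partial_U-V\partial_V),$$
$$(E+1)\mathsf P=U\partial_U^2-V\partial_V^2-\Delta\partial_U\partial_V+\partial_U-\partial_V,$$
$$\mathfrak B=(2UV-2U^2V)\partial_U^2-(2UV-2UV^2)\partial_V^2+\Delta(-4(U+V)+2UV)\partial_U\partial_V$$
$$\qquad+(3V-4UV+U^2-U)\partial_U-(3U-4UV+V^2-V)\partial_V+\tfrac\Delta2 .$$
So the right side is
$$UL_1\partial_U^2-VL_2\partial_V^2+\Delta(1-U-V+\tfrac{UV}2)\partial_U\partial_V+F_1\partial_U-F_2\partial_V+\tfrac\Delta8,$$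
with $L_1=-1+U+\frac V2-\frac{UV}2$, $F_1=-1+\frac54U+\frac34V+\frac{U^2}4-UV$, and $L_2,F_2$ obtained by exchanging $U$ and $V$.

*Left side.* As $\mathsf Q(\Delta)=\sigma$ and $\mathsf P(\Delta)=2$,
$$\partial_\sigma\partial_\tau=\Delta^{-2}\mathsf{QP}-\sigma\Delta^{-3}\mathsf P,\quad\partial_\tau^2=\Delta^{-2}\mathsf P^2-2\Delta^{-3}\mathsf P,\quad\mathsf{QP}=U\partial_U^2-(U+V)\partial_U\partial_V+V\partial_V^2 .$$
The coefficient of $\partial_U^2$ in $\Delta\mathfrak D$ is $\Delta^{-1}(\mathcal AU+\mathcal B)$. Here $\mathcal A=U^2+UV+V^2-U-V-\frac12U^2V-\frac12UV^2$ and $\mathcal B=2UV+U^2V^2-\frac32U^2V-\frac32UV^2$, so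
$$\mathcal AU+\mathcal B=-U^2+UV+U^3-\tfrac12U^2V-\tfrac12UV^2-\tfrac12U^3V+\tfrac12U^2V^2=\Delta\,UL_1 .$$
By symmetry $\mathcal AV+\mathcal B=-\Delta\,VL_2$, so the coefficients of $\partial_U^2$ and $\partial_V^2$ agree. The coefficient of $\partial_U\partial_V$ is $-\Delta^{-1}(\mathcal A\sigma+2\mathcal B)=-(UL_1-VL_2)=\Delta(1-U-V+\frac{UV}2)$. The first-order part is
$$-\Delta^{-2}(\sigma\mathcal A+2\mathcal B)\mathsf P+(\tfrac12+\tfrac\sigma4)\mathsf Q+(-2+\tfrac74(\sigma+\tau))\mathsf P,\qquad-\Delta^{-2}(\sigma\mathcal A+2\mathcal B)=1-U-V+\tfrac{UV}2 .$$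
Its $\partial_U$-coefficient is $1-U-V+\frac{UV}2+\frac U2+\frac{U^2}4+\frac{UV}4-2+\frac74(U+V-UV)=F_1$, and its $\partial_V$-coefficient is $-F_2$ likewise. The constant terms are both $\frac\Delta8$. This proves (3.3).

**Step 3: rescale.** To lighten the coefficients put $v=-\sigma/8$, $b=\tau/16$, so $\partial_\sigma=-\frac18\partial_v$, $\partial_\tau=\frac1{16}\partial_b$. Multiplying (3.2) and $\mathfrak DI=0$ by $-8$ gives, with subscripts for partial derivatives,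
$$vI_{vv}+(2b+\tfrac v2)I_{vb}+bI_{bb}+\tfrac32I_v+I_b=0,\tag{3.4}$$
$$(b+\tfrac v2+4v^2-4vb)I_{vb}+(b-8b^2+6vb)I_{bb}+(\tfrac12-2v)I_v+(1-14b+7v)I_b-I=0.\tag{3.5}$$

## 4. Restriction to the curve $b=v-v^2$

Let
$$U=-\frac{4(1+c)}{c^2},\qquad V=\frac{4(c-1)}{c^2}.$$
Then $v=c^{-2}$, $b=v-v^2$, $\Delta=-\frac8c$, and $X=\frac1U=-\frac{c^2}{4(1+c)}$, $Y=-\frac VU=\frac{c-1}{c+1}$: this is the curve of Theorem 2. At $c_*=\frac54$ we have $(X,Y)=(X_*,Y_*)$ and $v_*=\frac{16}{25}$. Put $\mathsf n=b-v+v^2$. Since $\Delta^2=\sigma^2+4\tau=64(v^2+b)$, we have $64\mathsf n=\Delta^2+8\sigma$. As $U=\frac{\sigma+\Delta}2$ and $V=\frac{\sigma-\Delta}2$, setting $\mathsf n=0$ in $R$ means $\sigma=-\Delta^2/8$, and with $c=-8/\Delta$ we get $R/(\mathsf n)=(\mathbb Z/p^2)[c^{\pm1},(1+c)^{-1}]$.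

**Step 1: coordinates adapted to the curve.** Use $(v,\mathsf n)$ and $\epsilon=2v-1$: the old $\partial_v$ is $\partial_v+\epsilon\partial_{\mathsf n}$, and $\partial_b=\partial_{\mathsf n}$. The new $\partial_v$ kills $\mathsf n$, so it preserves the ideal $(\mathsf n)$ and commutes with restriction to the curve, where it is $\frac d{dv}=-\frac{c^3}2\frac d{dc}$. Substituting $I_{vv}\to I_{vv}+2\epsilon I_{v\mathsf n}+\epsilon^2I_{\mathsf n\mathsf n}+2I_{\mathsf n}$, $I_{vb}\to I_{v\mathsf n}+\epsilon I_{\mathsf n\mathsf n}$, $b=\mathsf n+v-v^2$, equations (3.4) and (3.5) become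
$$vI_{vv}+\bigl[\tfrac{v(4v+1)}2+2\mathsf n\bigr]I_{v\mathsf n}+(4v-1)(\tfrac v2+\mathsf n)I_{\mathsf n\mathsf n}+\tfrac32I_v+(5v-\tfrac12)I_{\mathsf n}=0,\tag{4.1}$$
$$K_1I_{v\mathsf n}+(\epsilon K_1+K_2)I_{\mathsf n\mathsf n}+(\tfrac12-2v)(I_v+\epsilon I_{\mathsf n})+(1-14b+7v)I_{\mathsf n}-I=0,\tag{4.2}$$
$$K_1=\mathsf n(1-4v)+\tfrac32v-v^2+4v^3,\qquad K_2=(\mathsf n+v-v^2)(1-2v+8v^2-8\mathsf n).$$
At $\mathsf n=0$:
$$K_1=v(4v^2-v+\tfrac32),\quad\epsilon K_1+K_2=\tfrac{v(4v-1)(2v+1)}2,\quad\partial_{\mathsf n}K_1=1-4v,\quad\partial_{\mathsf n}(\epsilon K_1+K_2)=8v^2-4v .$$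
For the second: $\epsilon K_1/v=8v^3-6v^2+4v-\frac32$ and $K_2/v=1-3v+10v^2-8v^3$. For the last: $(2v-1)(1-4v)+(1-2v+8v^2)-8(v-v^2)$.

Write $J,\eta,\zeta$ for $I,I_{\mathsf n},I_{\mathsf n\mathsf n}$ on the curve, and $'=\frac d{dv}$. At $\mathsf n=0$ the coefficients of $I_{\mathsf n\mathsf n}$ in (4.1) and (4.2) have the ratio $1:(2v+1)$. That is what makes the next step work.

**Step 2: a first integral.** The aim is to eliminate $\zeta$. Take (4.2) minus $(2v+1)$ times (4.1) at $\mathsf n=0$. The $\zeta$-terms cancel and the rest is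
$$v(1-4v)\eta'-v(2v+1)J''-(1+5v)J'+(1-8v)\eta-J=0 .$$
The coefficient of $\eta'$ is $v[4v^2-v+\frac32-\frac12(2v+1)(4v+1)]$. The coefficient of $\eta$ is $(\frac12-2v)(2v-1)+1-7v+14v^2-(2v+1)(5v-\frac12)=1-8v$. The left side is a derivative:
$$W'=0,\qquad W:=v(1-4v)\eta-v(2v+1)J'-vJ.\tag{4.3}$$

**Step 3: a third-order equation for $J$ alone.** The aim is to eliminate $\eta$ and $\zeta$. Differentiate (4.1) and (4.2) by $\mathsf n$ and take the same combination at $\mathsf n=0$. The terms with $I_{\mathsf n\mathsf n\mathsf n}$ cancel and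
$$v(1-4v)\zeta'+(2-14v)\zeta-v(2v+1)\eta''-(2+13v)\eta'-15\eta=0 .$$
The coefficient of $\zeta$ is $(1-8v)+(8v^2-4v)-(2v+1)(4v-1)$, that of $\eta'$ is $(1-4v)+(\frac12-2v)-\frac72(2v+1)$, and that of $\eta$ is $-14-1$. By (4.1) at $\mathsf n=0$,
$$Z:=v(1-4v)\zeta=2vJ''+v(4v+1)\eta'+3J'+(10v-1)\eta .$$
As $v(1-4v)\zeta'=Z'-(1-8v)\zeta$, multiplication by $v(1-4v)$ gives
$$v(1-4v)\bigl[2vJ'''+5J''+2v^2\eta''+(5v-2)\eta'-5\eta\bigr]+(1-6v)Z=0,$$
that is,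
$$2v^2(1-4v)J'''+(7v-32v^2)J''+(3-18v)J'+2v^3(1-4v)\eta''+v(11v-1-44v^2)\eta'+(11v-1-40v^2)\eta=0 .$$
Now invert $1-4v=\frac{c^2-4}{c^2}$, a non-zero-divisor, and put $\eta=\mathcal U/(v(1-4v))$. The coefficient of $\mathcal U''$ becomes $2v^2$, that of $\mathcal U'$ is $\frac{-4v(1-8v)-44v^2+11v-1}{1-4v}=-(1-3v)$, and that of $\mathcal U$ is
$$\frac{16v^2(1-4v)+4v(1-8v)^2+(44v^2-11v+1)(1-8v)+(-40v^2+11v-1)(1-4v)}{v(1-4v)^2}=0 .$$
By (4.3), $\mathcal U=W+v(2v+1)J'+vJ$ with $W'=0$, so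
$$\mathcal U'=(2v^2+v)J''+(5v+1)J'+J,\qquad\mathcal U''=(2v^2+v)J'''+(9v+2)J''+6J' .$$
Inserting,
$$2v^2(1-v)(1-2v)J'''+3v(2-9v+8v^2)J''+(2-20v+27v^2)J'-(1-3v)J=0\pmod{p^2}.\tag{4.4}$$
Since $1-4v$ is a non-zero-divisor, (4.4) holds without inverting it.

## 5. What the first integral proves, and what it leaves over

The first thing to try is to use only $W'=0$: a quantity with zero derivative should be computable. It is, and this proves Theorem 2.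

**Step 1: write $W$ as a sum.** On the curve
$$\theta_1I=(1+c)\tfrac v2\Bigl[J'+\tfrac{2-c}c\eta\Bigr],\qquad\theta_2I=(1-c)\tfrac v2\Bigl[J'-\tfrac{2+c}c\eta\Bigr].\tag{5.1}$$
Indeed $\theta_1=U\partial_\sigma+\tau\partial_\tau$, $\theta_2=V\partial_\sigma+\tau\partial_\tau$, $\partial_\sigma=-\frac18(\partial_v+\epsilon\partial_{\mathsf n})$ and $\tau\partial_\tau=b\,\partial_{\mathsf n}$. Moreover $-\frac U8=(1+c)\frac v2$ and $-\frac V8=(1-c)\frac v2$. Finally $b=\frac{c^2-1}{c^4}$ equals $(1+c)\frac v2\bigl(\frac{2-c}c-\epsilon\bigr)$ and $(1-c)\frac v2\bigl(-\frac{2+c}c-\epsilon\bigr)$, because $\epsilon=\frac2{c^2}-1$. Since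
$$\tfrac v2\bigl[(c+2)(1+c)+(2-c)(1-c)\bigr]=1+2v,\qquad\tfrac v2\cdot\tfrac{4-c^2}c\bigl[(1+c)-(1-c)\bigr]=4v-1,$$
we get $W=-c^{-2}\bigl[(c+2)\theta_1I+(2-c)\theta_2I+I\bigr]$ on the curve. On the $(k,j)$ term $\theta_1,\theta_2$ act by $-(k+j+\frac12)$ and $j$, so
$$w:=X^{-1/2}W=\frac1{c^2}\sum T(k,j)X^kY^j\bigl[(c+2)k+2cj+\tfrac c2\bigr].\tag{5.2}$$

**Step 2: solve $W'=0$.** Put $w_1=cw$. Since $X^kY^j=(-\frac14)^kc^{2k}(c-1)^j(1+c)^{-k-j}$, the function $w_1=\sum_iw_i(1+c)^i$ is a Laurent polynomial in $1+c$. (For $k=0$ the bracket in (5.2) is divisible by $c$; for $k\ge1$ the factor $c^{2k}$ absorbs the $\frac1c$.) Its exponents satisfy $-2m\le i\le m$. As $X^{1/2}/c$ is a constant times $(1+c)^{-1/2}$, $W'=0$ says $(2i-1)w_i\equiv0\pmod{p^2}$. Now $2i-1$ is odd with $-2p+1\le2i-1\le p-2$, so it is prime to $p$ unless $2i-1=-p$, i.e. $i=-m$. Hence $w_1\equiv w_{-m}(1+c)^{-m}$. At $c=0$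 only $k=0$ contributes to $w_1$, and there $Y=-1$:
$$w_{-m}\equiv\frac12\sum_{j\le m}(4j+1)(-1)^j\frac{(\frac12)_j(-m)_j(m+1)_j}{j!^3}\equiv\frac12\sum_{j\le m}(4j+1)(-1)^j\frac{(\frac12)_j(-m)_j(m+1)_j}{j!\,(1+\frac p2)_j(1-\frac p2)_j},$$
because $(1+\frac p2)_j(1-\frac p2)_j=\prod_{i\le j}(i^2-\frac{p^2}4)\equiv j!^2$.

**Lemma 2.** For integers $r\ge0$, as rational functions of $a,b$,
$$\sum_{j=0}^{r}\frac{a+2j}a\,\frac{(a)_j(b)_j(-r)_j(-1)^j}{j!\,(1+a-b)_j(1+a+r)_j}=\frac{(1+a)_r}{(1+a-b)_r}.$$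

*Proof.* Let $F(r,j)$ be the summand divided by the right side, and $u_j=\frac{(a)_j(b)_j(-r-1)_j(-1)^j}{j!(1+a-b)_j(2+a+r)_j}$. Since $(-r)_j=(-r-1)_j\frac{r+1-j}{r+1}$ and $(1+a+r)_j=(2+a+r)_j\frac{1+a+r}{1+a+r+j}$, there is $C$ independent of $j$ with
$$F(r,j)=C(r+1-j)(1+a+r+j)(a+2j)u_j,\quad F(r+1,j)=C(r+1)(1+a-b+r)(a+2j)u_j,$$
so $F(r+1,j)-F(r,j)=C(a+2j)\bigl(j(a+j)-b(r+1)\bigr)u_j$. Put $G_j=-j(a-b+j)(1+a+r+j)u_j$. Then $G_{j+1}=(a+j)(b+j)(j-r-1)u_j$ and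
$$G_{j+1}-G_j=u_j\bigl[(a+j)(b+j)(j-r-1)+j(a-b+j)(a+r+1+j)\bigr]=(a+2j)\bigl(j(a+j)-b(r+1)\bigr)u_j .$$
As $G_0=G_{r+2}=0$, summing over $0\le j\le r+1$ shows that $\sum_jF(r,j)$ does not depend on $r$; for $r=0$ it is $1$. $\square$

Take $a=\frac12$, $r=m$, $b=m+1$, so that $1+a+r=1+\frac p2$ and $1+a-b=1-\frac p2$. The sum equals
$$\frac{(\frac32)_m}{(1-\frac p2)_m}=\frac{3\cdot5\cdots p}{(-1)^m(p-2)(p-4)\cdots1}=(-1)^mp,$$
and hence
$$w_1\equiv\tfrac p2(-1)^m(1+c)^{-m}\pmod{p^2}.\tag{5.3}$$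
Multiply by $2c$: by (5.2) the left side is $\sum T(k,j)X^kY^j[2(c+2)k+4cj+c]$, and $2(c+2)k+4cj+c=4cn+(4-2c)k+c$. For $c\in\mathbb Z_p$ with $p\nmid c+1$ we have $(1+c)^{-m}\equiv\left(\frac{1+c}p\right)\pmod p$, and $T$ may be replaced by $a_{k,j}$. This proves **Theorem 2**. At $c_*=\frac54$ and $p>5$, $(\frac94)^{-m}\equiv1\pmod p$, so $w\equiv\frac25(-1)^mp\pmod{p^2}$.

**Step 3: how far this takes $\Sigma_1$.** Let $p>7$. The weight $182n+31$ is not a multiple of $20n+6k+5$; the aim is to see exactly what is missing. Since $X^{-1/2}\theta_1I=-(g_1+\frac12g)$, (2.2) gives $\Sigma_1\equiv-182X^{-1/2}\theta_1I-60g$. At $c_*$, (5.1) reads $\theta_1I=\frac{18}{25}\bigl[J'+\frac35\eta\bigr]$. Moreover $1-4v_*=-\frac{39}{25}$, and (4.3) gives $(1-4v)\eta=\frac Wv+\frac{57}{25}J'+J$. So $39\eta=-25(1-4v)\eta$ and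
$$39\,\theta_1I=\tfrac{432}{125}J'-\tfrac{54}5J-\tfrac{135}8W,$$
with no division by $13$. As $182=\frac{14}3\cdot39$,
$$\Sigma_1\equiv-\tfrac{48}5\Lambda+\tfrac{315}4w,\qquad\Lambda=X^{-1/2}\bigl(J+\tfrac{42}{25}J'\bigr)\big|_{c_*}.\tag{5.4}$$
Since $\frac{315}4w\equiv\frac{63}2(-1)^mp$ and $(-1)^m=\left(\frac{-1}p\right)$, the first congruence of Theorem 1 is, for $p>7$, equivalent to
$$\Lambda\equiv\tfrac5{96}\,p\pmod{p^2}.\tag{5.5}$$
Here the first attempt stops. The relation $W'=0$ fixes one combination of $J,J',\eta$. The number $\Lambda$ is built from $J$ and $J'$, and $\Sigma_2$ from $J$ alone; about these only the third-order equation (4.4) speaks, and it must be solved modulo $p^2$.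

## 6. The normal form $\vartheta^3+t^2(\vartheta+1)^3$

**Step 1: from $v$ to $r$.** The aim is to bring (4.4) to a recognizable shape. Let $\delta_v=v\frac d{dv}$. As $v^2J''=(\delta_v^2-\delta_v)J$ and $v^3J'''=(\delta_v^3-3\delta_v^2+2\delta_v)J$, $v$ times (4.4) is
$$\bigl[2(1-v)(1-2v)\delta_v^3+(12v^2-9v)\delta_v^2+(11v^2-5v)\delta_v+3v^2-v\bigr]J=0 .$$
Put $v=\frac r{1+r}$, $\theta_r=r\frac d{dr}$. Then $\delta_v=(1+r)\theta_r$, and multiplication by $(1+r)^2$ gives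
$$\bigl[2(1-r)\delta_v^3+(3r^2-9r)\delta_v^2+(6r^2-5r)\delta_v+2r^2-r\bigr]J=0 .$$
Write $J=(1+r)^{1/2}F$; then $\delta_v$ is replaced by $\hat\delta=(1+r)\theta_r+\frac r2$, with
$$\hat\delta^2=(1+r)^2\theta_r^2+2r(1+r)\theta_r+\tfrac r2+\tfrac{3r^2}4,$$
$$\hat\delta^3=(1+r)^3\theta_r^3+\tfrac{9r}2(1+r)^2\theta_r^2+(1+r)\bigl(\tfrac{5r}2+\tfrac{23r^2}4\bigr)\theta_r+\tfrac r2+\tfrac{9r^2}4+\tfrac{15r^3}8 .$$
Collecting, the coefficients of $\theta_r^3,\theta_r^2,\theta_r,1$ are $(1+r)^2$ times $2(1-r^2)$, $-6r^2$, $-\frac{11}2r^2$, $-\frac32r^2$. For the constant term, the powers $r,r^2,r^3,r^4$ come with $1-1=0$, $\frac72-\frac92-\frac52+2=-\frac32$, $-\frac34-\frac{21}4+3=-3$, $-\frac{15}4+\frac94=-\frac32$. Hence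
$$\bigl[(1-r^2)\theta_r^3-3r^2\theta_r^2-\tfrac{11}4r^2\theta_r-\tfrac34r^2\bigr]F=0 .$$

**Step 2: from $r$ to $t$.** The aim is to rationalize $\sqrt{1-r^2}$. Put $r=\frac{2t}{1+t^2}$, $\vartheta=t\frac d{dt}$, $d=\frac{1-t^2}{1+t^2}$. Then $d^2=1-r^2$, $\vartheta=d\,\theta_r$, $\theta_rd=-r^2/d$, so
$$\vartheta^2=d^2\theta_r^2-r^2\theta_r,\qquad\vartheta^3=d\,\bigl[d^2\theta_r^3-3r^2\theta_r^2-2r^2\theta_r\bigr],$$
and $d$ times the equation is $[\vartheta^3-\frac34r^2\vartheta-\frac34r^2d]F=0$. With $F=(1+t^2)^{1/2}\Phi$, $\vartheta$ is replaced by $\vartheta+\rho$, $\rho=\frac{t^2}{1+t^2}$. Here $\vartheta\rho=2\rho-2\rho^2$, $r^2=4\rho-4\rho^2$, $d=1-2\rho$, and the operator becomes $\vartheta^3+3\rho\vartheta^2+c_1\vartheta+c_0$ with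
$$c_1=3\rho^2+3\vartheta\rho-\tfrac34r^2=3\rho,\qquad c_0=\rho^3+3\rho\,\vartheta\rho+\vartheta^2\rho-\tfrac34r^2(1-\rho)=\rho ;$$
for $c_0$ use $\vartheta^2\rho=4\rho-12\rho^2+8\rho^3$. This is $(1+t^2)^{-1}\mathcal L$. As $(1+r)(1+t^2)=(1+t)^2$,
$$\mathcal L\Phi=0,\quad\mathcal L=\vartheta^3+t^2(\vartheta+1)^3,\qquad J=(1+t)\Phi,\quad v=\frac{2t}{(1+t)^2}.\tag{6.1}$$

**Step 3: the parameter $f$.** Since $v=c^{-2}$, a further square root is needed. Let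
$$t=2f^2,\quad c=\frac{1+2f^2}{2f},\quad\vartheta=\frac f2\frac d{df},\quad N=1+2f+2f^2=2f(1+c),\quad M=-8fN .$$
Then
$$X=\frac{(1+t)^2}M,\qquad Y=\frac{1-2f+2f^2}N,\qquad J=X^{1/2}g=(1+t)M^{-1/2}g,$$
so in $M^{-1/2}\cdot(\mathbb Z/p^2)(f)$
$$\mathcal L\bigl(M^{-1/2}g\bigr)\equiv0\pmod{p^2}.\tag{6.2}$$
For later we rewrite $\Lambda$. From $\vartheta v=v\frac{1-t}{1+t}$ we get $vJ'=\frac{1+t}{1-t}\bigl(t\Phi+(1+t)\vartheta\Phi\bigr)$. Also $\frac{42}{25}J'=\frac{21}8vJ'$ at $c_*$, and $X^{-1/2}(1+t)=M^{1/2}$. So with $\Phi_g=M^{-1/2}g$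
$$\Lambda=M^{1/2}\bigl[A_0\Phi_g+A_1\vartheta\Phi_g\bigr],\qquad A_0=1+\tfrac{21}8\tfrac t{1-t},\quad A_1=\tfrac{21}8\tfrac{1+t}{1-t}\quad\text{at }c_*.\tag{6.3}$$

## 7. Legendre polynomials of index $\frac{p-1}2$ modulo $p^2$

We recall facts on the Legendre polynomials $P_n$: $\sum_nP_n(\xi)u^{2n}=(1-2\xi u^2+u^4)^{-1/2}$; $P_n(1-2\lambda)=\sum_k\frac{(-n)_k(n+1)_k}{k!^2}\lambda^k$; $P_n(-\xi)=(-1)^nP_n(\xi)$; $(\xi^2-1)P_n'=n(\xi P_n-P_{n-1})$. The coefficients lie in $\mathbb Z[\frac12]$.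

Let $\lambda$ be a variable, $\xi=1-2\lambda$, $\theta=\lambda\frac d{d\lambda}$, and
$$\varphi(\lambda)=P_m(\xi)=\sum_{k\le m}b_k\lambda^k,\qquad b_k=\frac{(-m)_k(m+1)_k}{k!^2}\equiv\frac{(\frac12)_k^2}{k!^2}\equiv\frac{\binom{2k}k^2}{16^k}\pmod{p^2}\quad(k\le m).$$
Put $\beta_k=4O_k-2H_k$, $\varphi_1=\sum_{k\le m}b_k\beta_k\lambda^k$ (needed modulo $p$) and $\varphi_1^*(\lambda)=(-1)^m\varphi_1(1-\lambda)$. Note $\varphi(1-\lambda)=(-1)^m\varphi(\lambda)$. Example: for $p=5$, $\varphi=1-6\lambda+6\lambda^2$ and $\varphi_1\equiv3\lambda+4\lambda^2\pmod5$.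

**Step 1: the differential equation of $\varphi$ and a logarithmic companion.** Let
$$\mathcal E=\theta^2-\lambda(\theta+\tfrac12)^2=\lambda\bigl[\lambda(1-\lambda)\partial_\lambda^2+(1-2\lambda)\partial_\lambda-\tfrac14\bigr].$$
Then
$$\mathcal E\varphi\equiv0\pmod{p^2},\qquad\mathcal E(\varphi\log\lambda+\varphi_1)\equiv0,\quad\mathcal E(\varphi\log(1-\lambda)+\varphi_1^*)\equiv0\pmod p.\tag{7.1}$$
First, $k^2b_k=\bigl((k-\frac12)^2-\frac{p^2}4\bigr)b_{k-1}$ for $1\le k\le m$, and the coefficient of $\lambda^{m+1}$ in $\mathcal E\varphi$ is $-\frac{p^2}4b_m$. The second claim means $\mathcal E\varphi_1\equiv-2\theta\varphi+\lambda(2\theta+1)\varphi$. For $1\le k\le m$ the coefficient of $\lambda^k$ is $k^2b_k(\beta_k-\beta_{k-1})$ on the left and $-2kb_k+\frac{2k^2b_k}{k-\frac12}$ on the right. These agree, since $\beta_k-\beta_{k-1}=\frac4{2k-1}-\frac2k$. For $k=m+1$ both sides contain the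 factor $m+\frac12=\frac p2$. The third claim follows by $\lambda\to1-\lambda$, which leaves the bracket in $\mathcal E$ invariant.

**Step 2: reflection $\lambda\to1/\lambda$.** We need $\varphi$ at reciprocal points modulo $p^2$:
$$\lambda^m\varphi(1/\lambda)\equiv16^m\bigl(\varphi-\tfrac p2\varphi_1\bigr)\pmod{p^2},\qquad(-1)^m\varphi_1(1)\equiv4q\pmod p.\tag{7.2}$$
Indeed $b_k=(-1)^k\frac{(m+k)!}{(m-k)!\,k!^2}$, and modulo $p^2$
$$\tfrac{(2m)!}{(2m-k)!}=\prod_{i\le k}(p-i)\equiv(-1)^kk!\,(1-pH_k),\qquad\tfrac{m!}{(m-k)!}=\prod_{i<k}\bigl(\tfrac p2-\tfrac12-i\bigr)\equiv(-1)^k(\tfrac12)_k(1-pO_k).\tag{7.3}$$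
So $b_{m-k}/b_m=(-1)^k\frac{(2m-k)!}{(2m)!}\cdot\frac{m!^2}{(m-k)!^2k!}\equiv b_k(1+pH_k-2pO_k)=b_k(1-\frac p2\beta_k)$. Moreover $b_m=(-1)^m\binom{2m}m\equiv16^m$. At $\lambda=1$, with $\varphi(1)=(-1)^m$ and $16^m\equiv1+2pq$, the second claim follows. (For $p=5$, modulo $25$: $256\equiv6$, and $6(1-6\lambda+6\lambda^2)-15(3\lambda+4\lambda^2)\equiv6-6\lambda+\lambda^2$, as it should be.)

**Step 3: a linear relation between $\varphi_1$, $\varphi_1^*$ and $\varphi$.** With $\mathsf S(\lambda)=\frac{(1-\lambda)^p+\lambda^p-1}p$,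
$$(1-\lambda^p)\varphi_1^*+\lambda^p\varphi_1+(\mathsf S-4q)\varphi\equiv0\pmod p.\tag{7.4}$$
The formal expression $\mathsf L=(1-\lambda^p)\log(1-\lambda)+\lambda^p\log\lambda$ has, modulo $p$, $\partial_\lambda\mathsf L=-(1-\lambda)^{p-1}+\lambda^{p-1}=\partial_\lambda\mathsf S$. So $\mathsf L-\mathsf S$ is a constant for the derivation, and $\mathcal E$ kills
$$(1-\lambda^p)(\varphi\log(1-\lambda)+\varphi_1^*)+\lambda^p(\varphi\log\lambda+\varphi_1)-\varphi(\mathsf L-\mathsf S)=(1-\lambda^p)\varphi_1^*+\lambda^p\varphi_1+\mathsf S\varphi .$$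
Hence the left side $Z=\sum z_i\lambda^i$ of (7.4) is a polynomial solution of degree $\le p+m$, and $i^2z_i=(i-\frac12)^2z_{i-1}$. Starting from $z_0$, this gives $z_i=z_0b_i$ for $i\le m$ and $z_i=0$ for $m<i<p$. Then $z_p$ is free, and $z_{p+i}=z_pb_i$. So $Z=(z_0+z_p\lambda^p)\varphi$. By (7.2), $Z(0)=(-1)^m\varphi_1(1)-4q=0$ and $Z(1)=\varphi_1(1)-4q(-1)^m=0$. As $\varphi(0),\varphi(1)\ne0$, $z_0=z_p=0$.

**Step 4: the Wronskian.**
$$\varphi^2+\varphi\,\theta\varphi_1-\varphi_1\,\theta\varphi\equiv(1-\lambda)^{p-1}\pmod p.\tag{7.5}$$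
The left side is the Wronskian $\mathrm{Wr}=u_1\theta u_2-u_2\theta u_1$ of $u_1=\varphi$, $u_2=\varphi\log\lambda+\varphi_1$. Solutions satisfy $(1-\lambda)\theta^2u=\lambda\theta u+\frac\lambda4u$, so $\theta((1-\lambda)\mathrm{Wr})=0$. As $\deg\mathrm{Wr}\le p-1$ and $\mathrm{Wr}(0)=1$, $(1-\lambda)\mathrm{Wr}=1+c'\lambda^p$, and $\lambda=1$ gives $c'=-1$. Divide $1-\lambda^p=(1-\lambda)^p$ by $1-\lambda$.

**Step 5: the link with $\mathcal L$.** Put $\chi=-t^2=4\lambda(1-\lambda)$, so $\xi^2=1-\chi=1+t^2$. Then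
$$\vartheta=2\chi\frac d{d\chi}=\frac{t^2}\xi\frac d{d\xi}=\frac{2(1-\lambda)}\xi\,\theta .\tag{7.6}$$
Legendre's equation $(1-\xi^2)F_{\xi\xi}-2\xi F_\xi+\mu F=0$ becomes $\vartheta^2F+\rho\,\vartheta F-\mu\rho F=0$ with $\rho=\frac{t^2}{1+t^2}=\frac{t^2}{\xi^2}$: indeed $\vartheta^2F=\bigl(\frac{2t^2}\xi-\frac{t^4}{\xi^3}\bigr)F_\xi+\frac{t^4}{\xi^2}F_{\xi\xi}$ and $t^2F_{\xi\xi}=-2\xi F_\xi+\mu F$. The bracket in $\mathcal E$ is Legendre's equation with $\mu=-\frac14$.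

*Symmetric square.* If $u_1,u_2$ satisfy $u''+\mathsf au'+\mathsf bu=0$ for a derivation $'$, put $W_0=u_1u_2$ and $z=u_1'u_2'$. Then $2z=W_0''+\mathsf aW_0'+2\mathsf bW_0$ and $z'=-2\mathsf az-\mathsf bW_0'$, whence
$$W_0'''+3\mathsf aW_0''+(2\mathsf a^2+\mathsf a'+4\mathsf b)W_0'+(4\mathsf a\mathsf b+2\mathsf b')W_0=0 .$$
With $'=\vartheta$, $\mathsf a=\rho$, $\mathsf b=-\mu\rho$, $\vartheta\rho=2\rho-2\rho^2$, multiplication by $1+t^2$ shows that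
$$(1+t^2)\vartheta^3+3t^2\vartheta^2+(2-4\mu)t^2\vartheta-4\mu t^2\quad\text{kills }u_1u_2.\tag{7.7}$$
For $\mu=-\frac14$ this is $\mathcal L$. For $\mu=m(m+1)$ and $D=\chi\frac d{d\chi}=\frac12\vartheta$ it is $8[D^3-\chi(D+\frac12)(D-m)(D+m+1)]$. Now $\varphi^2=P_m(\xi)^2$ is a polynomial in $\xi^2=1-\chi$ with value $1$ at $\chi=0$, so the recursion gives exactly
$$\varphi^2=h(\chi):=\sum_{k\le m}d_k\chi^k,\qquad d_k=\frac{(-m)_k(\frac12)_k(m+1)_k}{k!^3}.\tag{7.8}$$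
As $m(m+1)\equiv-\frac14\pmod{p^2}$, $\mathcal Lh\equiv0\pmod{p^2}$. Put $\gamma_k=3(2O_k-H_k)$ and $\mathsf H(\chi)=\sum_{k\le m}d_k\gamma_k\chi^k$. Then
$$\mathcal L(h\log\chi+\mathsf H)\equiv0\pmod p.\tag{7.9}$$
Indeed $\mathcal L=8[D^3-\chi(D+\frac12)^3]$, and the coefficient of $\chi^k$, $1\le k\le m$, in the required identity is $k^3d_k(\gamma_k-\gamma_{k-1})+3k^2d_k-\frac{3k^3d_k}{k-\frac12}$, which is $0$. For $k=m+1$ all terms contain $m+\frac12$.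

**Step 6: reflection of $h$.**
$$\chi^mh(1/\chi)\equiv(-1)^m64^m\bigl(h-\tfrac p2\mathsf H\bigr)\pmod{p^2}.\tag{7.10}$$
Use $d_k=b_k\frac{(1/2)_k}{k!}$, the formula for $b_{m-k}/b_m$, (7.3), and $\frac{(1/2)_m}{(1/2)_{m-k}}=\prod_{i\le k}(\frac p2-i)\equiv(-1)^kk!(1-\frac p2H_k)$: they give $d_{m-k}/d_m\equiv d_k(1+\frac32pH_k-3pO_k)=d_k(1-\frac p2\gamma_k)$. Also $d_m=(-1)^m\binom{2m}m^24^{-m}\equiv(-1)^m64^m$, and $64^m\equiv1+3pq$.

Consequences at $\chi=1$, modulo $p$: if $m$ is even, $\mathsf H(1)=6q\,h(1)$. If $m$ is odd, $h(1)=P_m(0)^2=0$, so $\mathsf H(1)=0$. The derivative of $\chi^mh(1/\chi)$ at $1$ is then $-h'(1)$, so $-h'(1)\equiv-(1+3pq)(h'(1)-\frac p2\mathsf H'(1))$, i.e. $\mathsf H'(1)=6q\,h'(1)$. In all cases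
$$\mathsf H(1)=6q\,h(1),\quad\text{and for odd }m\text{ also }\mathsf H'(1)=6q\,h'(1)\quad\text{in }\mathbb F_p.\tag{7.11}$$

**Step 7: factor the logarithmic companion.** Modulo $p$,
$$\mathsf H=\varphi(\varphi_1+\varphi_1^*)-4q\varphi^2.\tag{7.12}$$
$\mathcal L$ kills $h\log\chi+\mathsf H$ and, as products of solutions of Legendre's equation, $\varphi(\varphi\log\lambda+\varphi_1)$ and $\varphi(\varphi\log(1-\lambda)+\varphi_1^*)$; and $\log\chi$ and $\log\lambda+\log(1-\lambda)$ have equal derivatives. So $D_0=\mathsf H-\varphi(\varphi_1+\varphi_1^*)$ is a polynomial solution in $\lambda$ of degree $\le p-1$. By (7.6), near $\lambda=0$ we have $\vartheta=2\theta(1+O(\lambda))$ up to the order of factors, so on a leading term $\lambda^i$ the operator $\mathcal L$ acts by $8i^3$. A nonzero solution in $\mathbb F_p[[\lambda]]$ therefore has leading exponent divisible by $p$. Apply this to $D_0-D_0(0)\varphi^2$: it is zero. Finally $D_0(0)=0-(-1)^m\varphi_1(1)=-4q$.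

Put
$$K=\tfrac14(\varphi_1+\varphi_1^*-8q\varphi)\in\mathbb F_p[\xi],\qquad h_1=\tfrac14(\mathsf H-4qh).$$
Then
$$h_1=\varphi K,\qquad\mathsf H=\varphi(4K+4q\varphi),\qquad\mathcal L(h\log f+h_1)\equiv0\pmod p,\tag{7.13}$$
the last because $\chi=-4f^4$, so $\log\chi$ and $4\log f$ have equal derivatives; and $\vartheta\log f=\frac12$.

**Step 8: a Wronskian for $K$.**
$$\varphi\,\vartheta K-K\,\vartheta\varphi+\tfrac12\varphi^2\equiv\tfrac12\xi^{p-1}\pmod p.\tag{7.14}$$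
By (7.5) and (7.6), $\varphi\vartheta\varphi_1-\varphi_1\vartheta\varphi=\frac2\xi\bigl((1-\lambda)^p-(1-\lambda)\varphi^2\bigr)$. Replace $\lambda$ by $1-\lambda$ ($\vartheta$ is invariant, $\xi\to-\xi$): $\varphi\vartheta\varphi_1^*-\varphi_1^*\vartheta\varphi=-\frac2\xi(\lambda^p-\lambda\varphi^2)$. Add, use $(1-\lambda)^p-\lambda^p\equiv\xi^p$, and divide by $4$.

**Step 9: reflection $\xi\to\xi/t$.** Put $G=t^mP_m(\xi/t)$, a polynomial in $\xi$ and $t^2=\xi^2-1$. Then in $(\mathbb Z/p^2)[\xi]$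
$$G\equiv(-1)^m8^m\bigl[\varphi(1-pq)-pK\bigr].\tag{7.15}$$
As $1-\xi^2/t^2=1/\chi$, we have $G^2=t^{2m}h(1/\chi)=(-1)^m\chi^mh(1/\chi)$. By (7.10) and (7.13) this is $\equiv64^m\varphi(\varphi(1-2pq)-2pK)\equiv S_1^2$ with $S_1=8^m[\varphi(1-pq)-pK]$. So $(G-S_1)(G+S_1)\equiv0$. As $\mathbb F_p[\xi]$ is a domain and $2S_1\not\equiv0\pmod p$, exactly one factor vanishes modulo $p$. The other is a non-zero-divisor, so $G\equiv\pm S_1\pmod{p^2}$. At $\xi=1$, modulo $p$: $G=\binom{2m}m2^{-m}\equiv(-1)^m2^{-m}\equiv(-1)^m8^m$ (as $4^m\equiv1$) and $S_1\equiv8^m$.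

## 8. $g$ modulo $p^2$ along the curve

Here $g$ is taken at $X=\frac{(1+2f^2)^2}M$, $Y=\frac{1-2f+2f^2}N$, and $h=h(-4f^4)=P_m(\sqrt{1+4f^4})^2$.

**Theorem 3.** Let $p>3$. As rational functions of $f$ with coefficients in $\mathbb Z/p^2$
$$g\equiv(-1)^mM^{-m}(h+pe_1),\quad e_1=-\tfrac12(h\delta+ah_1),\quad\delta=\frac{M(f^p)-M^p}{pM^p},\quad a=\frac{f^pM'(f^p)}{M^p},\tag{8.1}$$
where $\delta,a,h_1$ are taken modulo $p$.

All steps rest on
$$M^mX^kY^j=(-8f)^{m-k}N^{m-k-j}(1+t)^{2k}(1-2f+2f^2)^j,\tag{8.2}$$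
which grows at infinity like $f^{3m+k}$, so at most like $f^{4m}$.

**Step 1: modulo $p$, where degrees decide.** Modulo $p$ only $k+j\le m$ contribute, so by (8.2) $M^mg$ is a polynomial of degree $\le4m=2p-2$. Since $M^{-1/2}g=M^{-p/2}M^mg$ and the logarithmic derivative $-\frac p2\frac{\vartheta M}M$ vanishes modulo $p$, (6.2) gives $\mathcal L(M^mg)\equiv0$. For a solution $\sum a_if^i$ the recursion is $i^3a_i=-4(i-2)^3a_{i-4}$. For $i<p$ only $4\mid i$ survive, determined by $a_0$. The coefficient $a_p$ is free. Suppose $a_p\ne0$. Its chain $i=p+4l\le2p-2$ consists of odd $i$, and for $l\ge1$ the factor $i-2$, which lies strictly between $p$ and $2p$, is prime to $p$. So the last term $a_{i_0}$ of the chain is nonzero, and the recursion at $i_0+4$ forces $p\mid i_0+2$. As $p<i_0+2\le2p$, $i_0=2p-2$ is even, a contradiction. So $a_p=0$. The other $a_i$ with $p<i\le2p-2$ are determined by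 $a_{i-4}$. Hence everything is determined by $a_0$, and $M^mg\equiv a_0h$. At $f=0$ only $k=m$ survives in (8.2), with value $1$, and modulo $p$ then $j=0$: $a_0=T(m,0)=d_m\equiv(-1)^m$. So
$$(-1)^mM^mg=h+pe,\qquad e\in\mathbb F_p(f).\tag{8.3}$$

The argument cannot simply be repeated modulo $p^2$, for two reasons. The factor $M^{-p/2}$ is no longer constant: its logarithmic derivative is $-\frac p2\frac{\vartheta M}M$. And the terms with $k+j>m$, divisible by $p$ but now present, carry negative powers of $N$, so $e$ is not a polynomial and its degree does not determine it. The way out is to write down one explicit solution $e_1$ of the equation for $e$, using a $p$-derivation quotient of $M$, and to control the difference by its poles.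

**Step 2: the equation for $e$.** By (8.2), $e$ is regular except for poles of order $\le m$ at the zeros of $N$, and grows at most like $f^{4m}$. Let $\ell_M=\frac{\vartheta M}M$ and let $\mathcal L'(\mu)$ be the coefficient of $\varepsilon$ in $\mathcal L$ with $\vartheta$ replaced by $\vartheta+\varepsilon\mu$:
$$\mathcal L'(\mu)=\mu\vartheta^2+\vartheta\mu\vartheta+\vartheta^2\mu+t^2\bigl(\mu(\vartheta+1)^2+(\vartheta+1)\mu(\vartheta+1)+(\vartheta+1)^2\mu\bigr).$$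
Since $[\vartheta,z]=\vartheta z$, the product rule for commutators gives exactly
$$\mathcal L(zu)=z\,\mathcal Lu+\mathcal L'(\vartheta z)u.\tag{8.4}$$
Conjugating $\mathcal L$ by $M^{-p/2}$ replaces $\vartheta$ by $\vartheta-\frac p2\ell_M$, so (6.2) says $\bigl(\mathcal L-\frac p2\mathcal L'(\ell_M)\bigr)(h+pe)\equiv0\pmod{p^2}$. As $\mathcal Lh\equiv0\pmod{p^2}$,
$$\mathcal Le=\tfrac12\mathcal L'(\ell_M)h\pmod p.\tag{8.5}$$

**Step 3: $e_1$ solves the same equation.** Modulo $p$, $a$ is a function of $f^p$, so $\vartheta a=0$. From $\vartheta(M(f^p))=\frac p2f^pM'(f^p)$ and $\vartheta(M^{-p})=-p\,\ell_MM^{-p}$ we get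
$$\vartheta\delta=\tfrac a2-\ell_M .\tag{8.6}$$
With $\ell=\log f$ and $z=-\frac12(\delta-a\ell)$ we have $\vartheta z=\frac12\ell_M$ and $e_1=hz-\frac a2(h\ell+h_1)$. By (7.13) and (8.4), $\mathcal Le_1=\mathcal L(hz)=z\mathcal Lh+\mathcal L'(\frac12\ell_M)h=\frac12\mathcal L'(\ell_M)h$. So $\mathcal L(e-e_1)=0$.

A nonzero solution of $\mathcal L$ in $\mathbb F_p((f))$ has leading exponent divisible by $p$; subtracting multiples of $f^{pl}h$ successively, it lies in $\mathbb F_p((f^p))\,h$. A rational function in $\mathbb F_p((f^p))$ has derivative $0$, hence lies in $\mathbb F_p(f^p)$. So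
$$e-e_1=\Gamma(f^p)\,h\tag{8.7}$$
with a rational function $\Gamma$.

**Step 4: $\Gamma$ has no poles.** A pole of $\Gamma$ gives poles of $\Gamma(f^p)$ of order $\ge p$; we exclude this everywhere.

*Zeros of $h$.* A zero of $\varphi$ in $\lambda$ of order $l\ge2$ at $\lambda_0\ne0,1$ would give $l(l-1)\equiv0\pmod p$ by the differential equation $\lambda(1-\lambda)\varphi''+(1-2\lambda)\varphi'-\frac14\varphi=0$, impossible as $l\le m$; and $\varphi(0),\varphi(1)=\pm1$. So the zeros of $\varphi$ are simple. Hence $h=\varphi^2$ has zeros of order $\le2$ in $\chi$, and of order $\le1$ at $\chi=1$, where $1-\chi=\xi^2$. The map $f\mapsto\chi=-4f^4$ is unramified for $f\ne0$.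

*Away from $f=0$, $N=0$, $\infty$.* There $e-e_1$ is regular and $h$ has zeros of order $\le2<p$.

*At $f=0$.* Here $\frac{M(f^p)}{M^p}=(-8)^{1-p}\frac{N(f^p)}{N^p}$ and $N(0)=1$, so $\delta$ is regular, and likewise $a$; $e$ is regular and $h(0)=1$.

*At $\infty$.* $M$ has degree $3$ with unit leading coefficient, so $\delta$ and $a$ are bounded; $e$ and $e_1$ grow at most like $f^{4m}$, and $\deg h=4m$ exactly.

*At a zero $f_0$ of $N$.* These zeros are simple. Write $e_1=-\frac{\Omega}{2M^p}$ with $\Omega=h\tilde\delta+\tilde ah_1$, $\tilde\delta=\frac{M(f^p)-M^p}p$, $\tilde a=f^pM'(f^p)$. Lift $f_0=\frac{-1+i}2$, $i^2=-1$, to an unramified extension of $\mathbb Z_p$ (either choice of $i$). Then $f_0^4=-\frac14$, so $\chi=1$ there. Let $f_0^{\mathrm{Frob}}$ be the image under the Frobenius automorphism and write $f_0^{\mathrm{Frob}}=f_0^p(1+p\omega_0)$. Taking fourth powers, $1+4p\omega_0\equiv4^{p-1}\equiv1+2pq\pmod{p^2}$,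 so $\omega_0\equiv\frac q2$. Since $M(f_0)=M(f_0^{\mathrm{Frob}})=0$, Taylor expansion gives $0\equiv M(f_0^p)+p\omega_0f_0^pM'(f_0^p)\pmod{p^2}$, so $\tilde\delta(f_0)=-\omega_0\tilde a(f_0)$ and
$$\Omega(f_0)=\tilde a\bigl(h_1-\tfrac q2h\bigr)=\tfrac{\tilde a}4\bigl(\mathsf H(1)-6q\,h(1)\bigr)=0$$
by (7.11). If $m$ is odd, then $h(1)=0$ and $\tilde a'=0$, so likewise $\Omega'(f_0)=\frac{\tilde a}4\frac{d\chi}{df}\bigl(\mathsf H'(1)-6q\,h'(1)\bigr)=0$.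

Let $m$ be even. Then $h(1)=P_m(0)^2\ne0$ in $\mathbb F_p$: otherwise the even polynomial $P_m$ would have a double zero. The pole of $e_1$ has order $\le p-1$, that of $e$ order $\le m$, so $\Gamma(f^p)h$ has pole order $<p$ and $\Gamma$ has no pole. Let $m$ be odd. Then $h$ has a simple zero at $f_0$, since $h'(1)=-P_m'(0)^2\ne0$. Both $e_1$ and $e$ have pole order $\le p-2$, while a pole of $\Gamma$ would give $\Gamma(f^p)h$ pole order $\ge p-1$. So again there is no pole.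

Hence $\Gamma$ is constant.

**Step 5: $\Gamma=0$.** Compare values at $f=0$. First $\delta(0)=\frac{8^{1-p}-1}p\equiv-3q$, $a(0)=1$, $h_1(0)=-q$, so $e_1(0)=-\frac12(-3q-q)=2q$. On the other hand $(-1)^mM^mg|_{f=0}=(-1)^m\sum_jT(m,j)$ by (8.2). As $\frac{T(m,j)}{T(m,0)}=\frac{(p/2)_j(-m)_j}{(m+1)_j\,j!}$, the Chu–Vandermonde formula $\sum_j\frac{(A)_j(-m)_j}{(C)_jj!}=\frac{(C-A)_m}{(C)_m}$ gives
$$\sum_jT(m,j)=T(m,0)\frac{(\frac12)_m}{(m+1)_m}=(-1)^m\frac{(\frac12)_m^2}{m!^2}.$$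
So $1+p\,e(0)=\bigl(\binom{2m}m4^{-m}\bigr)^2\equiv16^m\equiv1+2pq$, and $e(0)=2q=e_1(0)$. As $h(0)=1$, $\Gamma=0$. This proves Theorem 3. $\square$

**Corollary.** Put $B=\varphi(1-\frac p2\delta)-\frac{pa}2K$ and $D_1\varphi=A_0\varphi+2A_1\vartheta\varphi$. At a point over $c_*$ where $M$, $\xi$ and $1-t$ are units,
$$g\equiv(-1)^mM^{-m}\varphi B,\qquad\Lambda\equiv(-1)^mM^{-m}\bigl\{D_1\varphi\cdot B-\tfrac p4\,a\,A_1\,\xi^{p-1}\bigr\}\pmod{p^2}.\tag{8.8}$$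

*Proof.* The first is (8.1) with $h=\varphi^2$, $h_1=\varphi K$. For the second, since $-m-\frac12=-\frac p2$,
$$M^{1/2}\vartheta\Phi_g=\vartheta g-\tfrac12\ell_Mg=(-1)^mM^{-m}\bigl[\vartheta h+p\,\vartheta e_1-\tfrac p2\ell_Mh\bigr],$$
and by (8.6) $\vartheta e_1=-\frac12\bigl[\delta\vartheta h+h(\frac a2-\ell_M)+a\vartheta h_1\bigr]$. The $\ell_M$ cancels, and (6.3) gives
$$\Lambda=(-1)^mM^{-m}\bigl\{(A_0h+A_1\vartheta h)(1-\tfrac p2\delta)-\tfrac{pa}2\bigl[A_0h_1+A_1\vartheta h_1+\tfrac12A_1h\bigr]\bigr\}.$$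
Here $A_0h+A_1\vartheta h=\varphi D_1\varphi$. By (7.14), $\varphi\vartheta K+\frac12\varphi^2=K\vartheta\varphi+\frac12\xi^{p-1}$, so the last bracket is $K\,D_1\varphi+\frac12A_1\xi^{p-1}$. $\square$

## 9. The point $c=\frac54$ in $\mathbb Q(\sqrt{-7})$

From now on $p>7$ and $\alpha=\frac{1+\sqrt{-7}}2$, so $\alpha+\bar\alpha=1$ and $\alpha\bar\alpha=2$. Let $\mathcal O=\mathbb Z_p[\sqrt{-7}]$. If $\left(\frac p7\right)=1$, then $-7$ is a square in $\mathbb Z_p$, because $\left(\frac{-7}p\right)=\left(\frac p7\right)$; we choose an embedding $\mathbb Q(\sqrt{-7})\subset\mathbb Q_p$, and $\mathcal O=\mathbb Z_p$. Otherwise $\mathcal O$ is the unramified quadratic extension of $\mathbb Z_p$. A bar always means conjugation of $\mathbb Q(\sqrt{-7})$ (and, in the second case, of $\mathcal O$). The powers are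
$$\alpha^2=\alpha-2,\quad\alpha^3=-\alpha-2=\tfrac{-5-\sqrt{-7}}2,\quad\alpha^4=2-3\alpha=\tfrac{1-3\sqrt{-7}}2,\quad\alpha^5=6-\alpha,\quad\alpha^6=5\alpha+2 .$$
Put
$$f=-\frac\alpha{\bar\alpha^2},\quad t=2f^2=\frac{\alpha^3}{\bar\alpha^3},\quad\xi=\frac3{\bar\alpha^3},\quad\lambda=-\frac{\alpha^4}{\bar\alpha^4},\quad1-\lambda=\frac1{\bar\alpha^4},\quad\chi=-\frac{\alpha^6}{\bar\alpha^6}.$$

Checks: $\alpha^3+\bar\alpha^3=-5$ gives $1+t=-5/\bar\alpha^3$ and $c=\frac{1+t}{2f}=\frac5{2\alpha\bar\alpha}=\frac54$. Next, $\alpha^4+\bar\alpha^4=1$ gives the formula for $1-\lambda$. As $\bar\alpha^3-3=-\bar\alpha-5=\alpha-6=-\alpha^5$, $\frac{1-\xi}2=-\frac{\alpha^5}{2\bar\alpha^3}=\lambda$. Finally $\alpha^6+\bar\alpha^6=9$ gives $1-\chi=\xi^2$. Conjugation acts by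
$$\bar t=\tfrac1t,\quad\bar\lambda=\tfrac1\lambda,\quad\bar\chi=\tfrac1\chi,\quad\bar\xi=\tfrac\xi t=\tfrac3{\alpha^3}.\tag{9.1}$$
All these numbers, $1+t$, $1-t=\sqrt{-7}/\bar\alpha^3$, $N=2f(1+c)=\frac92f$ and $M=-8fN=-36f^2$ are units, so (8.8) applies. From $\frac t{1-t}=\frac{\alpha^3}{\sqrt{-7}}$ and $\frac{1+t}{1-t}=-\frac5{\sqrt{-7}}$,
$$A_0=\frac{-5+15\sqrt{-7}}{16},\qquad A_1=\frac{15\sqrt{-7}}8 .\tag{9.2}$$
With $a_*:=\frac{fM'(f)}{M(f)}=\frac{1+4f+6f^2}N=3-\frac{2+2f}N$ and $\frac1f=-\frac{\bar\alpha^3}2=\frac{5-\sqrt{-7}}4$,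
$$a_*=3-\tfrac49\bigl(1+\tfrac1f\bigr)=\frac{18+\sqrt{-7}}9,\qquad\frac{a_*A_1}4=\frac{15\sqrt{-7}}{16}-\frac{35}{96}.\tag{9.3}$$

Example: for $p=11$ choose $\sqrt{-7}\equiv-2\pmod{11}$. Then $\alpha\equiv5$, $\bar\alpha\equiv7$, $\bar\alpha^3\equiv2$, $\xi\equiv7$, and $P_5(\xi)=\frac18(63\xi^5-70\xi^3+15\xi)\equiv\frac18(80-8+28)\equiv7\equiv-4$. With $\pi=2+\sqrt{-7}\equiv0$ and $\bar\pi=2-\sqrt{-7}\equiv4$ this is $-\bar\pi$, and $P_5(\xi)^2\equiv5$ is the value of $\Sigma_2$ found in Section 1. Section 11 shows that this is no accident.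

## 10. An elliptic curve with an endomorphism of degree $2$

Let $\mathcal C$ be the smooth projective model of $s^2=1-2\xi u^2+u^4$, with $\xi=3/\bar\alpha^3$, origin $O=(0,1)$ and $\omega=\frac{du}s=\sum_nP_n(\xi)u^{2n}du$. It has good reduction, since $\xi^2-1=t^2$ is a unit. The maps $(u,s)\mapsto(-u,-s)$ and $(u,s)\mapsto(1/u,-s/u^2)$ preserve $\omega$, so they are translations; being involutions, they are translations by the points of order two $S=(0,-1)$ and $R$, where $u=\infty$, $s/u^2=-1$. Also $[-1](u,s)=(-u,s)$. Thus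
$$u(Q+S)=-u(Q),\qquad u(Q+R)=1/u(Q),\qquad u(-Q)=-u(Q),\tag{10.1}$$
and $Q\mapsto S-Q$ is $(u,s)\mapsto(u,-s)$.

**Definition.** The *multiplier* of an endomorphism $\epsilon$ of $\mathcal C$ is the number $\gamma$ with $\epsilon^*\omega=\gamma\omega$; it determines $\epsilon$, which we then write $[\gamma]$. For example $[-1]^*\omega=-\omega$. A *form of the second kind* is a meromorphic differential without residues. For example, $\wp\,dz$ on $\mathbb C/L$; its integrals over closed paths give an additive map $L\to\mathbb C$, the *period map*, and a form of the second kind with zero period map is $dF$ for a meromorphic function $F$ on the curve.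

**Step 1: $\mathcal C$ in Weierstrass form.** We work over $\mathbb C$ with $dz=\omega$ and lattice $L$. Then
$$\wp=\frac{1+s}{2u^2}-\frac\xi6 .$$
Indeed the right side is invariant under $[-1]$. Its only pole is $O$: at $S$, $1+s=\xi u^2+O(u^4)$, and at $u=\infty$ it is finite. With $u=z-\frac\xi3z^3+\cdots$ and $s=1-\xi u^2+\cdots$ its expansion is $z^{-2}+O(z^2)$. Hence $\wp(S)=\frac\xi3$, $e_R:=\wp(R)=-\frac12-\frac\xi6$, and the third value is $\frac12-\frac\xi6$. So $g_2=\frac{\xi^2}3+1$. As $\bar\alpha^3+1=\alpha-2=\alpha^2$ and $\bar\alpha^6+3=10-5\alpha=-5\alpha^2$,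
$$e_R=-\frac{\alpha^2}{2\bar\alpha^3},\qquad g_2=-\frac{5\alpha^2}{\bar\alpha^6},\qquad e_R^2=-\frac{\alpha^2}{20}g_2 .$$

**Step 2: multiplication by $\alpha$.** The aim is to show $\alpha L\subset L$. Let $L'=L+\mathbb ZR$. Then $\wp_{L'}(z)=\wp(z)+\wp(z+R)-e_R$. With $\wp''(R)=6e_R^2-\frac{g_2}2$, $\wp''''(R)=12e_R\wp''(R)$ and $\wp=z^{-2}+\frac{g_2}{20}z^2+\frac{g_3}{28}z^4+\cdots$, comparing coefficients gives
$$g_2'=60e_R^2-4g_2=g_2(-3\alpha^2-4)=\alpha^4g_2,$$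
$$g_3=4e_R^3-g_2e_R=-\tfrac{e_Rg_2}5(\alpha+3),\qquad g_3'=g_3+14e_R\bigl(6e_R^2-\tfrac{g_2}2\bigr)=88e_R^3-8g_2e_R=-\tfrac{2e_Rg_2}5(11\alpha-2)=\alpha^6g_3,$$
the last since $(5\alpha+2)(\alpha+3)=22\alpha-4$. A lattice is determined by $g_2,g_3$, so $L'=\alpha^{-1}L$ and $\alpha L\subset\alpha L'=L$. So $\mathcal C$ has an endomorphism $[\alpha]$. It is defined over $\mathbb Q(\sqrt{-7})$: an automorphism of $\mathbb C$ fixing $\sqrt{-7}$ turns it into an endomorphism with the same multiplier. Hence every $\gamma\in\mathbb Z[\alpha]$ is a multiplier, over $\mathbb Q(\sqrt{-7})$.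

**Step 3: a form of the second kind on which $[\gamma]$ acts by $\bar\gamma$.** From $\wp_{\alpha^{-1}L}(z)=\alpha^2\wp(\alpha z)$ we get $\alpha^2\wp(\alpha z)=\wp(z)+\wp(z+R)-e_R$. The addition theorem gives $(\wp(z+R)-\wp(z))dz=-d\bigl(\frac12\frac{\wp'}{\wp-e_R}\bigr)$. So modulo exact forms
$$[\alpha]^*(\wp\,dz)\equiv\tfrac2\alpha\wp\,dz-\tfrac{e_R}\alpha dz=\bar\alpha\,\wp\,dz-\tfrac{e_R}\alpha dz .$$
Hence $(\wp+s_0)dz$ with $s_0=\frac{e_R}{\alpha\sqrt{-7}}$ satisfies $[\gamma]^*(\cdot)\equiv\bar\gamma(\cdot)$ for $\gamma=\alpha$, because $s_0(\alpha-\bar\alpha)=e_R/\alpha$. On the period map, $[\gamma]^*$ acts by precomposition with $\gamma$, which is additive in $\gamma$; so the relation holds for all $\gamma\in\mathbb Z[\alpha]$.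

To express this in $u$: one computes $d(s/u)=(u^2-u^{-2})\omega$, and $u^{-2}=\wp(z)+\wp(z+S)+\frac\xi3$ since $s\mapsto-s$ and $u^2\mapsto u^2$ under translation by $S$. As $\wp(z+S)dz\equiv\wp(z)dz$ in the same way, the form
$$\psi=(u^2+\kappa)\omega,\qquad\kappa=2s_0-\tfrac\xi3$$
is $\equiv2(\wp+s_0)dz$. Therefore
$$[\gamma]^*\psi=\bar\gamma\psi+dF_\gamma\qquad(\gamma\in\mathbb Z[\alpha])\tag{10.2}$$
with a rational function $F_\gamma$. All forms are regular at $O$, so we may normalize $F_\gamma(O)=0$; then $F_\gamma$ is unique and defined over $\mathbb Q(\sqrt{-7})$. Moreover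
$$1+\frac\kappa\xi=\frac23+\frac{2s_0}\xi=\frac23-\frac\alpha{3\sqrt{-7}}=\frac12+\frac{\sqrt{-7}}{42}=\frac{A_0}{A_1}.\tag{10.3}$$
In particular $\kappa\in\mathcal O$. On the conjugate curve, with parameter $\bar\xi=3/\alpha^3$, the conjugate of $[\gamma]$ has multiplier $\bar\gamma$; so there, too, every element of $\mathbb Z[\alpha]$ is a multiplier.

## 11. Primes with $\left(\frac p7\right)=1$

$\mathbb Z[\alpha]$ has class number one, so $4p=X_1^2+7Y_1^2$ with integers $X_1\equiv Y_1\pmod2$. Both odd would give $8\mid4p$; so both are even, and $p=x^2+7y^2$ is solvable. Take any solution and put $\pi=x+y\sqrt{-7}$, with the sign of $y$ chosen so that $\pi\in p\mathbb Z_p$ and $\bar\pi\in\mathbb Z_p^\times$; this is possible as $\pi\bar\pi=p$. Now $x+y$ is odd and $\pi=(x-y)+2y\alpha$, so $[\pi]$ fixes all points of order two.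

**Lemma 3.** (a) $P_m(\xi)\equiv\pm\bar\pi$ and $P_m(\bar\xi)\equiv\pm\bar\pi\pmod{p^2}$. (b) With $m_2=\frac{p^2-1}2$: $P_{m_2-1}(\xi)+\kappa P_{m_2}(\xi)\equiv0\pmod{p^2}$.

*Proof.* (The method of (a) is that of Coster and Van Hamme, J. Number Theory 38 (1991).)

*The map $[\pi]$ in the coordinate $u$.* Since $[\pi]S=S$, $u\circ[\pi]$ is invariant under $Q\mapsto S-Q$, i.e. under $s\mapsto-s$. So $u\circ[\pi]=\mathcal R(u)$ with a rational function $\mathcal R$ over $\mathbb Q_p$. It has degree $p$, because $[\pi]$ has degree $\pi\bar\pi=p$. By (10.1), and since $[\pi]R=R$, $\mathcal R$ is odd and $\mathcal R(1/u)=1/\mathcal R(u)$. We have $u(\pi Q)=0$ iff $\pi Q\in\{O,S\}$ iff $Q\in\ker[\pi]\cup(S+\ker[\pi])$, and $u(Q+S)=u(-Q)$. So the zeros of $\mathcal R$ are the $u(Q)$, $Q\in\ker[\pi]$. These $p$ values are distinct, since $u(Q)=u(Q')$ iff $Q'\in\{Q,S-Q\}$ and $S\notin\ker[\pi]$, and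 finite, since $R,R+S\notin\ker[\pi]$.

As $[\pi]^*\omega=\pi\omega$ and $p\mid\pi$, the reduction of $[\pi]$ modulo $p$ kills the differential $\omega$. So it is inseparable; having degree $p$, it is purely inseparable and has only one point in its kernel. Hence every $Q\in\ker[\pi]$ reduces to $O$, and, $u$ being a local parameter at $O$ also on the reduced curve, all $u(Q)$ lie in the maximal ideal. Therefore
$$\mathcal R=\varepsilon\frac{R_0}{R_1},\quad R_0=\prod_Q(u-u(Q))=u^p+p\tilde R,\quad R_1=u^pR_0(1/u)\in1+pu^2\mathbb Z_p[u],$$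
with $\tilde R\in\mathbb Z_p[u]$ odd of degree $\le p-2$, $\deg R_1=p-1$, and $\varepsilon^2=1$ from $\mathcal R(1/u)=1/\mathcal R(u)$. In particular $\mathcal R\equiv\varepsilon u^p$ modulo $p\mathbb Z_p[[u]]$.

*(a)* Integrating $[\pi]^*\omega=\pi\omega$ gives $\sum P_n\frac{\mathcal R^{2n+1}}{2n+1}=\pi\sum P_n\frac{u^{2n+1}}{2n+1}$ with $P_n=P_n(\xi)$. Compare coefficients of $u^p$. On the right we have $\pi P_m/p$. On the left $n=0$ gives $\varepsilon$ modulo $p^2$, since $\deg\tilde R\le p-2$ and $1/R_1\in1+pu^2\mathbb Z_p[[u]]$. For $3\le2n+1<p$, $\mathcal R^{2n+1}\equiv(\varepsilon p\tilde R/R_1)^{2n+1}$ modulo $u^{p+1}$ (a factor $u^p$ comes with a further power of $u$), contributing $0$ modulo $p^3$. For $2n+1=p$ we get an element of $p^{p-1}\mathbb Z_p$. Larger $n$ give nothing. So $\pi P_m/p\equiv\varepsilon$, i.e. $P_m\equiv\varepsilon p/\pi=\varepsilon\bar\pi\pmod{p^2}$. On the conjugate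 curve the same argument applies to its endomorphism with multiplier $\pi\in p\mathbb Z_p$.

*(b)* Let $[\pi]^*\psi=\bar\pi\psi+dF$ with $F(O)=0$, from (10.2). The form $\psi$ is invariant under translation by $S$, and $[\pi]$ commutes with this translation. So $F$ changes under it by a constant $c'$ with $2c'=0$: $F$ is invariant. Similarly $F$ is odd under $[-1]$. Hence $F$ is odd under $s\mapsto-s$. Now $\psi$ has only double poles, at $u=\infty$, and $[\pi]$ is unramified. So $F$ has at most simple poles, and they lie over the zeros of $R_1$ and over $u=\infty$. The zeros of $R_1$ are simple. At the points over them $s\ne0$: such points are $Q'+R$ with $Q'\in\ker[\pi]$ or $Q'\in S+\ker[\pi]$, and $2(Q'+R)=2Q'\in\ker[\pi]$ is not $S$, whereas $s=0$ means $2Q=S$. Where $s=0$, $F$ is regular and odd in $s$; so $F/s$, a rational function of $u$, has no pole there. Hence $FR_1/s$ is a polynomial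 in $u$, odd by oddness under $[-1]$, and of degree $\le1+(p-1)-2=p-2$ because of the simple poles at $u=\infty$. So
$$FR_1=u\,s\,\mathcal Q(u),\qquad\mathcal Q\text{ even, }\deg\mathcal Q\le p-3 .$$
Since $[\pi]^*\psi=(\mathcal R^2+\kappa)\pi\omega$, the $u$-expansion of $dF$ is $p$-integral. So the coefficients of $F$ at $u^i$, $i<p$, are integral; hence those of $\mathcal Q$ are, because $R_1$ and $1/s$ have integral expansions; and then, as $1/R_1$ and $s$ have integral expansions, all those of $F$ are.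

Write $\psi=\sum\psi_nu^{2n}du$, $\psi_n=\kappa P_n+P_{n-1}$ (here $P_{-1}:=0$), $\Psi=\sum\psi_n\frac{u^{2n+1}}{2n+1}$; then $\Psi(\mathcal R)=\bar\pi\Psi+F$. Since $\mathcal R=\varepsilon u^p+pG_0$ with $G_0$ integral,
$$\frac{\mathcal R^i}i-\frac{(\varepsilon u^p)^i}i=\sum_{l\ge1}\binom{i-1}{l-1}\frac{p^l}l\,G_0^l(\varepsilon u^p)^{i-l}\in p\,\mathbb Z_p[[u]]\qquad(i\ge1).$$
The coefficient of $u^p$ gives $\bar\pi\psi_m/p\in\mathbb Z_p$. The coefficient of $u^{p^2}$ gives $\bar\pi\psi_{m_2}/p^2\equiv\varepsilon\psi_m/p$ modulo $\mathbb Z_p$, and the right side is in $\mathbb Z_p$. So $\psi_{m_2}\in p^2\mathbb Z_p$. $\square$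

**Step 1: two fixed-point relations.** The aim is to turn Lemma 3(a) into statements on $\lambda^p$ and $f^p$ modulo $p^2$. By (9.1), $\varphi(1/\lambda)=P_m(\bar\xi)$. So $\varphi(\lambda)^2\equiv\varphi(1/\lambda)^2\equiv\bar\pi^2$, i.e. $h(\chi)\equiv h(1/\chi)\equiv\bar\pi^2$, a unit.

Squaring (7.2) gives $\lambda^{p-1}\equiv16^{p-1}\bigl(1-p\frac{\varphi_1}\varphi\bigr)$, so with $\lambda_1=16^{1-p}\lambda^p$
$$\lambda^\sharp:=\lambda_1\bigl(1+p\tfrac{\varphi_1}\varphi\bigr)\equiv\lambda\pmod{p^2}.\tag{11.1}$$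
From (7.10) and $\chi^m=(-1)^m4^mf^{2(p-1)}$ we get $f^{2(p-1)}\equiv4^{p-1}\bigl(1-\frac p2\frac{\mathsf H}h\bigr)$, and $\frac{\mathsf H}h=\frac{4K}\varphi+4q$ by (7.13). So $f^\sharp:=f^p\bigl(1+p\frac K\varphi\bigr)$ satisfies $(f^\sharp/f)^2\equiv(1+2pq)(1-2pq)\equiv1$, and $f^\sharp\equiv f\pmod p$. Hence
$$f^\sharp\equiv f\pmod{p^2}.\tag{11.2}$$

**Step 2: $\Sigma_2$.** By Taylor expansion and (11.2), $1+p\delta+pa\frac K\varphi\equiv\frac{M(f^\sharp)}{M^p}\equiv M^{1-p}=:1+p\nu$. So $B\equiv\varphi(1-\frac p2\nu)$. The number $M^{-m}(1-\frac p2\nu)$ has square $\equiv1$ and is $\equiv\left(\frac Mp\right)=\left(\frac{-36f^2}p\right)=(-1)^m$ modulo $p$; so it is $(-1)^m$ modulo $p^2$. Therefore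
$$(-1)^mM^{-m}B\equiv\varphi\pmod{p^2},\tag{11.3}$$
and by (8.8), since $\pi^2\equiv0\pmod{p^2}$,
$$\Sigma_2\equiv g\equiv\varphi^2\equiv\bar\pi^2\equiv\pi^2+\bar\pi^2=(2x)^2-2p=4x^2-2p\pmod{p^2}.$$

**Step 3: compare $P_m$ with $P_{m_2}$.** For $\Lambda$ we need $\vartheta\varphi/\varphi$ modulo $p^2$. Lemma 3(b) gives the corresponding quotient for $\varphi_2=P_{m_2}(1-2\lambda)$; this step relates the two. The $k$-th coefficient of $\varphi_2$ is $\frac{\binom{2k}k^2}{16^k}\prod_{i<k}\bigl(1-\frac{p^4}{(2i+1)^2}\bigr)\equiv\frac{\binom{2k}k^2}{16^k}\pmod{p^2}$ for $k\le m_2$, as $2i+1<p^2$. Write $k=k_0+pk_1$, $0\le k_0<p$. If $k_0>m$, there is a carry in $k+k$ in base $p$, so $p^2\mid\binom{2k}k^2$. If $k_0\le m$, then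
$$\tbinom{2k}k\equiv\tbinom{2k_1}{k_1}\tbinom{2k_0}{k_0}\bigl(1+2pk_1(H_{2k_0}-H_{k_0})\bigr)\pmod{p^2}.$$
Indeed $(pk_1+k_0)!=(pk_1)!\,k_0!\prod_{i\le k_0}(1+\frac{pk_1}i)$, similarly for $(2pk_1+2k_0)!$ with $2k_0\le p-1$. Also $(pl)!=p^l\,l!\prod_{r<l}\prod_{0<i<p}(pr+i)$ with $\prod_{0<i<p}(pr+i)\equiv(p-1)!(1+prH_{p-1})\equiv(p-1)!\pmod{p^2}$, so $\binom{2pk_1}{pk_1}\equiv\binom{2k_1}{k_1}$. Since $m_2=pm+m$, the pairs with $k_0\le m$ are exactly $0\le k_0,k_1\le m$. As $H_{2k}=O_k+\frac12H_k$, $\beta_k=4(H_{2k}-H_k)$, and we obtain the polynomial congruence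
$$\varphi_2\equiv\varphi(\lambda)\,\varphi(16^{1-p}\lambda^p)+p\,\varphi_1(\lambda)\,(\theta\varphi)(\lambda^p)\pmod{p^2}.\tag{11.4}$$
At our point $\varphi(\lambda^\sharp)\equiv\varphi(\lambda_1)+p\frac{\varphi_1}\varphi\theta\varphi$, as $\lambda_1\equiv\lambda\pmod p$. So by (11.1)
$$\varphi(\lambda_1)\equiv\varphi-p\tfrac{\varphi_1}\varphi\theta\varphi,\qquad\varphi_2\equiv\varphi\cdot\varphi(\lambda^\sharp)\equiv\varphi^2,\ \text{a unit}.$$
Applying $\theta$ to (11.4) and then evaluating,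
$$\theta\varphi_2\equiv\theta\varphi\cdot\varphi(\lambda_1)+p\varphi\,\theta\varphi+p\,\theta\varphi_1\,\theta\varphi\equiv\varphi\,\theta\varphi-p\tfrac{\varphi_1}\varphi(\theta\varphi)^2+p\varphi\,\theta\varphi+p\,\theta\varphi_1\,\theta\varphi .$$
Dividing by $\varphi^2$ and using (7.5),
$$\frac{\theta\varphi_2}{\varphi_2}\equiv\frac{\theta\varphi}\varphi\Bigl(1+p\,\frac{\varphi^2+\varphi\theta\varphi_1-\varphi_1\theta\varphi}{\varphi^2}\Bigr)\equiv\frac{\theta\varphi}\varphi\Bigl(1+p\frac{(1-\lambda)^{p-1}}{\varphi^2}\Bigr)\equiv\frac{\theta\varphi}\varphi\Bigl(1+\frac p{\varphi^2}\Bigr).$$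
So by (7.6) $\frac{\vartheta\varphi}\varphi\equiv\frac{\vartheta\varphi_2}{\varphi_2}\bigl(1-\frac p{\varphi^2}\bigr)$.

**Step 4: $\Lambda$.** By $(\xi^2-1)P_n'=n(\xi P_n-P_{n-1})$ with $n=m_2\equiv-\frac12\pmod{p^2}$, Lemma 3(b) and (10.3),
$$\frac{\vartheta\varphi_2}{\varphi_2}=\frac{t^2}\xi\frac{P_{m_2}'}{P_{m_2}}\equiv-\frac12\Bigl(1+\frac\kappa\xi\Bigr)=-\frac{A_0}{2A_1}.$$
Hence $D_1\varphi=A_0\varphi+2A_1\vartheta\varphi\equiv\varphi\cdot\frac{pA_0}{\varphi^2}$, i.e. $\varphi D_1\varphi\equiv pA_0\pmod{p^2}$. In (8.8) use (11.3) for the first term; in the second, modulo $p$, $(-1)^mM^{-m}\equiv1$, $\xi^{p-1}\equiv1$, $a\equiv a_*$. By (9.2) and (9.3),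
$$\Lambda\equiv p\bigl(A_0-\tfrac14a_*A_1\bigr)=p\bigl(-\tfrac5{16}+\tfrac{35}{96}\bigr)=\tfrac5{96}\,p\pmod{p^2}.$$
This is (5.5). So Theorem 1 holds for all $p>7$ with $\left(\frac p7\right)=1$.

## 12. Primes with $\left(\frac p7\right)=-1$

Now $z^p\equiv\bar z\pmod p$ for $z\in\mathcal O$.

**Step 1: $p\mid\varphi(\lambda)$.** We use the Cartier operator $\mathsf C$ on differentials of the reduced curve. It is additive, $\mathsf C(G^p\eta_0)=G\,\mathsf C(\eta_0)$, $\mathsf C(u^{p-1}du)=du$, $\mathsf C(u^idu)=0$ if $p\nmid i+1$, and it commutes with pull-back. For example, $\mathsf C(u^{2p-1}du)=u\,du$. Here $\omega=s^{-p}(s^2)^m\,du$, and $(s^2)^m=(1-2\xi u^2+u^4)^m$ has degree $2p-2$ in $u$. So only $u^{p-1}$ contributes: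
$$\mathsf C\omega=A^{1/p}\omega,\qquad A=[u^{p-1}](s^2)^m .$$
Since $(s^2)^m=s^p\cdot s^{-1}$ with $s^{-1}=\sum P_nu^{2n}$ and $s^p\in1+u^{2p}\mathbb F_{p^2}[[u]]$, $A\equiv P_m(\xi)\pmod p$. The endomorphism $[\alpha]$ reduces modulo $p$, and
$$\alpha A^{1/p}\omega=[\alpha]^*\mathsf C\omega=\mathsf C[\alpha]^*\omega=\mathsf C(\alpha\omega)=\alpha^{1/p}A^{1/p}\omega .$$
As $\alpha$ modulo $p$ is not in $\mathbb F_p$, $\alpha^{1/p}\ne\alpha$, and $A=0$.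

So $\varphi(\lambda)=p\varphi'$ with a number $\varphi'\in\mathcal O$ (the prime is no derivative here), and
$$B\equiv p\bigl(\varphi'-\tfrac a2K\bigr)\pmod{p^2}.\tag{12.1}$$

**Step 2: $\Sigma_2$.** By (8.8), $\Sigma_2\equiv(-1)^mM^{-m}\varphi B\equiv0\pmod{p^2}$: both $\varphi$ and $B$ are divisible by $p$.

**Step 3: the ratio $\varphi'/K$.** For $\Lambda$ we first note from (7.14), with $\varphi\equiv0$, that $-K\vartheta\varphi\equiv\frac12\xi^{p-1}\pmod p$. So $K\not\equiv0$ and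
$$D_1\varphi\equiv2A_1\vartheta\varphi\equiv-A_1\frac{\xi^{p-1}}K\pmod p.\tag{12.2}$$
By (9.1), $\varphi(1/\lambda)=P_m(\bar\xi)=\overline{P_m(\xi)}$ is divisible by $p$; write it as $p\varphi''$. Recall $\xi/t=\bar\xi$. Dividing (7.2) and (7.15) by $p$ we get, modulo $p$ (where $16^m\equiv1$ and $8^{-m}\equiv2^m$),
$$\lambda^m\varphi''=\varphi'-\tfrac12\varphi_1,\qquad(-1)^m(2t)^m\varphi''=\varphi'-K.\tag{12.3}$$
By (7.4) with $\varphi\equiv0$ and $\lambda^p\equiv\bar\lambda$, $\varphi_1^*=-\frac{\bar\lambda}{1-\bar\lambda}\varphi_1$, so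
$$K=\tfrac14(\varphi_1+\varphi_1^*)=\tfrac14\varphi_1\frac{1-2\bar\lambda}{1-\bar\lambda}=\tfrac14\varphi_1\cdot\tfrac3{\alpha^3}\cdot\alpha^4=\tfrac34\alpha\varphi_1,\qquad\tfrac12\varphi_1=\frac{2K}{3\alpha}.$$
Further, with $\alpha^{p-1}\equiv\bar\alpha/\alpha$ and $\bar\alpha^{p-1}\equiv\alpha/\bar\alpha$,
$$\lambda^m=(-1)^m\Bigl(\frac\alpha{\bar\alpha}\Bigr)^{2(p-1)}\equiv(-1)^m\Bigl(\frac{\bar\alpha}\alpha\Bigr)^4,\qquad2t=\frac{\alpha^4}{\bar\alpha^2},\quad(2t)^m=\alpha^{2(p-1)}\bar\alpha^{-(p-1)}\equiv\Bigl(\frac{\bar\alpha}\alpha\Bigr)^3 .$$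
Eliminating $\varphi''$ from (12.3), $\frac{\bar\alpha}\alpha(\varphi'-K)=\varphi'-\frac{2K}{3\alpha}$, i.e. $(\alpha-\bar\alpha)\varphi'=(\frac23-\bar\alpha)K$. As $2-3\bar\alpha=\bar\alpha^4$,
$$\varphi'\equiv\frac{\bar\alpha^4}{3\sqrt{-7}}\,K\pmod p.\tag{12.4}$$

**Step 4: $\Lambda$.** By (8.8), (12.1), (12.2) and (12.4), modulo $p$,
$$\frac\Lambda p\equiv(-1)^mM^{-m}\Bigl\{D_1\varphi\,\bigl(\varphi'-\tfrac a2K\bigr)-\tfrac a4A_1\xi^{p-1}\Bigr\}\equiv(-1)^mM^{-m}\xi^{p-1}\Bigl\{-A_1\frac{\bar\alpha^4}{3\sqrt{-7}}+\frac a4A_1\Bigr\}.$$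
Here $M^m=(-36)^mf^{p-1}\equiv(-1)^m\bar f/f$, so $(-1)^mM^{-m}\equiv f/\bar f=\alpha^3/\bar\alpha^3$, and $\xi^{p-1}\equiv\bar\xi/\xi=\bar\alpha^3/\alpha^3$: the product is $1$. Finally $a\equiv\overline{a_*}=\frac{18-\sqrt{-7}}9$, so
$$\frac{\overline{a_*}A_1}4=\frac{15\sqrt{-7}}{16}+\frac{35}{96},\qquad-A_1\frac{\bar\alpha^4}{3\sqrt{-7}}=-\frac58\bar\alpha^4=-\frac5{16}(1+3\sqrt{-7}).$$
Hence
$$\Lambda\equiv p\bigl(-\tfrac5{16}+\tfrac{35}{96}\bigr)=\tfrac5{96}\,p\pmod{p^2},$$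
which is (5.5). By (5.4), for all $p>7$,
$$\Sigma_1\equiv-\frac{48}5\cdot\frac5{96}\,p+\frac{315}4\cdot\frac25\Bigl(\frac{-1}p\Bigr)p=\frac p2\Bigl(63\Bigl(\frac{-1}p\Bigr)-1\Bigr)\pmod{p^2},$$
and $\Sigma_2$ was found in Step 2 here and in Step 2 of Section 11. With the values for $p=5$ and $p=7$ from Section 1, Theorem 1 is proved: both congruences are true. $\blacksquare$
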